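\title{Normal cyclic polytopes of dimension four}

\begin{abstract}
We prove that the integral cyclic polytope $C_4(\tau_1,\dots,\tau_n)$ is normal if and only if $\tau_3-\tau_2\ge2$ and $\tau_{n-1}-\tau_{n-2}\ge2$, and that this condition is also equivalent to very ampleness. This confirms a conjecture from a paper of Hibi, Higashitani, Katth\"an and Okazaki. As a consequence, every integral cyclic polytope of dimension three is normal. The proof views lattice points as integer-valued functionals on polynomials of degree at most four, reduces to a minimal counterexample with at most eight vertices, and finds a summand of degree one with the help of divided differences.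
\end{abstract}

\section{Introduction}

Let $d\ge1$ and $n\ge d+1$, and let $\tau_1<\tau_2<\dots<\tau_n$ be integers. The \emph{cyclic polytope} $C_d(\tau_1,\dots,\tau_n)\subset\mathbb R^d$ is the convex hull of the points $(\tau_i,\tau_i^2,\dots,\tau_i^d)$, $1\le i\le n$. It is an integral simplicial polytope of dimension $d$ with $n$ vertices. We write $\Delta_{ij}=\tau_j-\tau_i$ for $i<j$.

For an integral convex polytope $\mathcal P\subset\mathbb R^N$ let $\mathcal A_{\mathcal P}$ be the set of points $(1,\alpha)\in\mathbb Z^{N+1}$ with $\alpha\in\mathcal P$. A \emph{hole} of $\mathcal P$ is an element of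
\[
\bigl(\mathbb Z^{N+1}\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P}\bigr)\setminus\mathbb Z_{\ge0}\mathcal A_{\mathcal P},
\]
that is, an integer point of the cone over $\{1\}\times\mathcal P$ that is not a sum of elements of $\mathcal A_{\mathcal P}$. We call $\mathcal P$ \emph{normal} if it has no holes and \emph{very ample} if it has only finitely many. An integer point of the cone with first coordinate $k$ is a lattice point of the dilate $k\mathcal P$, so $\mathcal P$ is normal exactly when, for every $k$, each lattice point of $k\mathcal P$ is a sum of $k$ lattice points of $\mathcal P$.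

The face structure of a cyclic polytope depends only on $d$ and $n$, but its lattice points depend on the gaps between the $\tau_i$. For $d\le2$ the gaps do not matter for normality, since lattice segments and lattice polygons have unimodular triangulations, and Corollary~\ref{cor:three} below says that they do not matter for $d=3$ either. For $d=4$ they do: in Example~\ref{ex:hole} we check that $(2,1,2,3,7)$ is a hole of $C_4(-1,0,1,2,3)$. Which gaps are responsible? In dimension four any two vertices span an edge, because $(t-\tau_i)^2(t-\tau_j)^2$ is nonnegative and vanishes only at $\tau_i$ and $\tau_j$, and this edge contains $\Delta_{ij}+1$ lattice points. Long edges supply many lattice points to build sums from, so one expects trouble only from gaps equal to $1$, and a first guess would be that every such gap creates holes. The conjecture posed in \cite{HHKO} says that only two of the $n-1$ gaps matter: $C_4(\tau_1,\dots,\tau_n)$ is normal if and only if $\Delta_{23}\ge2$ and $\Delta_{n-2,n-1}\ge2$.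 We prove it.

\begin{theorem}\label{thm:main}
Let $n\ge5$ and $\mathcal P=C_4(\tau_1,\dots,\tau_n)$. The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathcal P$ is normal;
\item[(2)] $\mathcal P$ is very ample, that is, $(\mathbb Z^5\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P})\setminus\mathbb Z_{\ge0}\mathcal A_{\mathcal P}$ is finite;
\item[(3)] $\Delta_{23}\ge2$ and $\Delta_{n-2,n-1}\ge2$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:three}
Every integral cyclic polytope of dimension $3$ is normal.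
\end{corollary}

The implication (1)$\Rightarrow$(2) holds by definition. Section~\ref{sec:language} sets up the language of the proof: points of $\mathbb Z^5$ are integer-valued functionals on polynomials of degree at most four, and vertices are evaluations. Section~\ref{sec:holes} proves (2)$\Rightarrow$(3) and explains why the second gap is special (Remark~\ref{rem:why}). The rest of the paper proves (3)$\Rightarrow$(1). Section~\ref{sec:reduction} shows that a minimal counterexample has degree $2$ or $3$ and that its nodes consist of $r\le4$ consecutive integers with two further nodes on each side. The case $r=4$ is short (Section~\ref{sec:four}). For the other cases Section~\ref{sec:tools} develops four ways of finding a lattice point of degree one below a given point of the cone, and Sections~\ref{sec:one}--\ref{sec:three} apply them to $r=1,2,3$. Section~\ref{sec:dimthree} deduces the corollary.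

\section{Lattice points as functionals on polynomials}\label{sec:language}

\subsection{The lattice, the cone and reducible points}

Let $\mathbb Z[t]_{\le m}$ and $\mathbb R[t]_{\le m}$ denote the polynomials of degree at most $m$. A linear functional on $\mathbb R[t]_{\le m}$ is \emph{integral} if it takes integer values on $\mathbb Z[t]_{\le m}$. We identify $\mathbb R^5$ with the dual space of $\mathbb R[t]_{\le4}$ by $L\mapsto(L(1),L(t),\dots,L(t^4))$. Then $\mathbb Z^5$ is the lattice $\Lambda$ of integral functionals, the point $(1,\tau,\dots,\tau^4)$ is the evaluation $v_\tau\colon f\mapsto f(\tau)$, and the first coordinate is the \emph{degree} $\deg L=L(1)$. On $\mathbb R[t]_{\le m}$ with $m<4$ we write $\mathrm{ev}_\tau$ for the evaluation at $\tau$. Any $m+1$ distinct evaluations are linearly independent on $\mathbb R[t]_{\le m}$ (Vandermonde determinant).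

For a finite set $X\subset\mathbb Z$ of \emph{nodes}, let $C(X)$ be the cone generated by the $v_\tau$, $\tau\in X$. By Carath\'eodory's theorem every point of $C(X)$ lies in $C(S)$ for some $S\subset X$ with $|S|\le5$; the coefficients on $S$ are unique, and rational if the point is. So for $X=\{\tau_1,\dots,\tau_n\}$ we have $\mathbb Z^5\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P}=C(X)\cap\Lambda$, and $\mathcal A_{\mathcal P}$ consists of the elements of degree $1$.

An element $L\in C(X)\cap\Lambda$ of degree at least $2$ is \emph{reducible in $X$} if there is $M\in C(X)\cap\Lambda$ of degree $1$ with $L-M\in C(X)$. By induction on the degree, $\mathcal P$ is normal if and only if every $L\in C(X)\cap\Lambda$ of degree at least $2$ is reducible. If $L$ is reducible in $Y\subset X$, it is reducible in $X$. The substitutions $t\mapsto c+t$ and $t\mapsto c-t$ with $c\in\mathbb Z$ are automorphisms of $\mathbb Z[t]_{\le4}$ that fix $1$; they preserve $\Lambda$ and the degree and permute the evaluations. We use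 these translations and reflections freely. Condition (3) is invariant under them.

A \emph{representation} of $L$ is an expression $L=\sum\lambda_\tau v_\tau$ with all $\lambda_\tau\ge0$. Given a representation $\lambda$, we say that $M=\sum\mu_\tau v_\tau$ \emph{fits}, and write $M\le\lambda$, if $M\in\Lambda$, $\sum\mu_\tau=1$ and $0\le\mu_\tau\le\lambda_\tau$ for all $\tau$. If some $M$ fits, $L$ is reducible. Most of the paper is a search for a lattice point in the slice $\sum\mu_\tau=1$ of the box $0\le\mu\le\lambda$.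

\subsection{Divided differences}

To search the box we need to recognize lattice points from their coefficients. For distinct integers $p_0,\dots,p_m$ the \emph{divided difference} is the functional
\[
[p_0,\dots,p_m]=\sum_{i=0}^m\frac{v_{p_i}}{\prod_{j\ne i}(p_i-p_j)} .
\]
By the Lagrange formula, its value on a function $f$ is the coefficient of $t^m$ in the polynomial of degree at most $m$ that interpolates $f$ at $p_0,\dots,p_m$. In particular it vanishes on polynomials of degree less than $m$.

\begin{lemma}\label{lem:integral}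
Let $p_0,\dots,p_m$ be distinct integers. A functional $\sum\mu_iv_{p_i}$ is integral on all of $\mathbb Z[t]$ if and only if its moments $\sum\mu_ip_i^e$, $0\le e\le m$, are integers. The divided difference $[p_0,\dots,p_m]$ is integral on $\mathbb Z[t]$, and it has degree $0$ if $m\ge1$.
\end{lemma}

\begin{proof}
The remainder of $f\in\mathbb Z[t]$ modulo the monic polynomial $\prod(t-p_i)$ lies in $\mathbb Z[t]_{\le m}$ and agrees with $f$ at the $p_i$. This gives the first claim. The moments of $[p_0,\dots,p_m]$ are $0,\dots,0,1$.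
\end{proof}

For a polynomial $g$ and an integer $c$ put $g[c,t]=\frac{g(t)-g(c)}{t-c}$; this is a polynomial, with integer coefficients if $g$ has them. If $g$ is monic with distinct roots different from $c$, then $g[c,r]=-g(c)/(r-c)$ at each root $r$. Hence, for a functional $\ell=\sum\psi_r\,\mathrm{ev}_r$ supported on the roots,
\begin{equation}\label{eq:recip}
\sum_r\frac{\psi_r}{r-c}=-\frac{\ell(g[c,t])}{g(c)} .
\end{equation}
For a cubic $g=(t-u)(t-v)(t-z)$, writing $g=(t-z)h$ gives $g(t)-g(c)=(t-c)h(t)+(c-z)(h(t)-h(c))$, so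
\begin{equation}\label{eq:cubic}
g[c,t]=(t-u)(t-v)+(c-z)(t+c-u-v).
\end{equation}

\subsection{Three standard facts}

\begin{enumerate}
\item[(S1)] Every lattice polygon has a triangulation into unimodular triangles, whose vertices at height one form bases of $\mathbb Z^3$. We use this for the triangle with vertices $(r,r^2)$, $r\in\{u,v,z\}$: an integral functional $\ell$ on $\mathbb R[t]_{\le2}$ in the cone of $\mathrm{ev}_u,\mathrm{ev}_v,\mathrm{ev}_z$ is a sum of $\ell(1)$ integral functionals in that cone of \emph{height one}, that is, with value $1$ on the polynomial $1$.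
\item[(S2)] Every lattice polytope has a triangulation into \emph{empty} lattice simplices, whose only lattice points are their vertices.
\item[(S3)] (Gale's evenness criterion.) A facet of $C(X)$ is cut out by a polynomial of degree at most four that is nonnegative on $X$ and vanishes at four nodes, hence by a multiple of $\prod(t-\tau)$ over these four nodes; so an even number of them lies between any two other nodes. If the facet does not contain $v_{\tau_1}$, each maximal block of consecutive indices among the four that does not end at $n$ has even length, and then so has the last block. Thus the index set is $\{i,i+1,j,j+1\}$ with $i\ge2$ and $j\ge i+2$.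
\end{enumerate}

\subsection{Projecting along a unit edge}

Suppose two nodes $b$ and $c=b+1$ are consecutive integers. The polynomials $1$, $t-b$ and $(t-b)(t-c)t^e$, $e=0,1,2$, form a basis of $\mathbb Z[t]_{\le4}$. So an element of $\Lambda$ is given by two integers $k,j$ and an integral functional $\ell$ on $\mathbb R[t]_{\le2}$: we let $M[k,j,\ell]\in\Lambda$ have value $k$ on $1$, value $j$ on $t-b$, and value $\ell(f)$ on $(t-b)(t-c)f$. The functional $\ell$ does not see $v_b$ and $v_c$; it is the image of the point under the projection along the edge, and it lives in the cone over a polygon. For real numbers $\psi_r$ indexed by nodes $r\ne b,c$ put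
\[
\alpha(\psi)=\sum_r\frac{\psi_r}{r-c},\qquad\beta(\psi)=\sum_r\frac{\psi_r}{r-b},\qquad|\psi|=\sum_r\frac{\psi_r}{(r-b)(r-c)}=\alpha(\psi)-\beta(\psi).
\]
Note that $(r-b)(r-c)>0$ for every integer $r\ne b,c$.

\begin{lemma}\label{lem:unit}
If $\ell=\sum\psi_r\,\mathrm{ev}_r$ with $r\ne b,c$, then
\begin{equation}\label{eq:unit}
M[k,j,\ell]=\sum_r\frac{\psi_r}{(r-b)(r-c)}\,v_r+\bigl(j-\alpha(\psi)\bigr)v_c+\bigl(k-j+\beta(\psi)\bigr)v_b .
\end{equation}
Conversely, every expression $M[k,j,\ell]=\sum\mu_rv_r$ has this form, with $\psi_r=\mu_r(r-b)(r-c)$.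
\end{lemma}

\begin{proof}
On $(t-b)(t-c)f$ the right side takes the value $\ell(f)$, on $t-b$ the value $\alpha+(j-\alpha)=j$, and on $c-t=1-(t-b)$ the value $-\beta+(k-j+\beta)=k-j$. For the converse, evaluate $\sum\mu_rv_r$ on the same polynomials.
\end{proof}

\section{Holes when the second gap is one}\label{sec:holes}

\begin{example}\label{ex:hole}
Let $X=\{-1,0,1,2,3\}$ and use the unit edge $b=0$, $c=1$. The functional $\ell=\frac5{12}\mathrm{ev}_{-1}+\frac13\mathrm{ev}_2+\frac14\mathrm{ev}_3$ has moments $1,1,4$, so it is integral of height one. Here $\alpha=-\frac5{24}+\frac13+\frac18=\frac14$ and $\beta=-\frac5{12}+\frac16+\frac1{12}=-\frac16$, and \eqref{eq:unit} gives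
\[
M[k,j,\ell]=\tfrac5{24}v_{-1}+\tfrac16v_2+\tfrac1{24}v_3+\bigl(j-\tfrac14\bigr)v_1+\bigl(k-j-\tfrac16\bigr)v_0 .
\]
As $|X|=5$, these coefficients are unique. The point $L=M[2,1,\ell]=(2,1,2,3,7)$ has coefficients $\frac34$ at $v_1$ and $\frac56$ at $v_0$ and lies in $C(X)$. For $k=1$ we would need $j\ge\frac14$ and $j\le\frac56$, which no integer satisfies: $\ell$ lifts to the cone in degree $2$ but not in degree $1$. Suppose $L=M+M'$ with $M,M'\in\mathcal A_{\mathcal P}$. The polynomial $t(t-1)$ is nonnegative on $X$ and $L(t(t-1))=1$, so one summand vanishes on it and is $v_0$ or $v_1$. The other is then some $M[1,j,\ell]$, which is not in the cone. So $L$ is a hole.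
\end{example}

The general case follows the same pattern. The new difficulty is that for $n>5$ representations are not unique, so the points $M[1,j,\ell]$ have to be separated from the cone by facet polynomials.

\begin{proposition}\label{prop:holes}
If condition \textup{(3)} fails, $C_4(\tau_1,\dots,\tau_n)$ has infinitely many holes.
\end{proposition}

\begin{proof}
After a reflection and a translation, $\tau_2=0$ and $\tau_3=1$. Put $x=\tau_1=-A<0$, $y=\tau_4$, $y'=\tau_{n-1}$, $z=\tau_n$, so that $2\le y\le y'<z$, and let $C=C(X)$. Use the unit edge $b=0$, $c=1$, and define an integral functional $\ell$ on the basis $1,t,(t-x)(t-z)$ of $\mathbb Z[t]_{\le2}$ by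
\[
\ell(1)=1,\qquad\ell(t)=x+z-1,\qquad\ell((t-x)(t-z))=-1 .
\]

\emph{The point $M[2,1,\ell]$ lies in $C$.} Write $\ell=\psi_x\mathrm{ev}_x+\psi_{y'}\mathrm{ev}_{y'}+\psi_z\mathrm{ev}_z$. The numbers $\psi_z,\psi_x,\psi_{y'}$ are positive multiples of
\begin{align*}
\ell((t-x)(t-y'))&=\ell((t-x)(t-z))+(z-y')\,\ell(t-x)=-1+(z-y')(z-1),\\
\ell((t-y')(t-z))&=\ell((t-x)(t-z))-(y'-x)\,\ell(t-z)=-1+(y'+A)(1+A),
\end{align*}
and $-\ell((t-x)(t-z))=1$, respectively; all three are positive. Let $g=(t-x)(t-y')(t-z)$. By \eqref{eq:cubic}, $g[c,t]=(t-x)(t-z)+(c-y')(t+c-x-z)$, so $\ell(g[1,t])=-1$ and $\ell(g[0,t])=y'-1$. Since $g(1)=(1+A)(y'-1)(z-1)$ and $g(0)=Ay'z$, formula \eqref{eq:recip} gives $\alpha=1/g(1)\le1$ and $\beta=(1-y')/(Ay'z)\ge-1$. So the coefficients $1-\alpha$ and $1+\beta$ in \eqref{eq:unit} are nonnegative.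

\emph{No point $M[1,j,\ell]$ lies in $C$.} The polynomials $p_1=-(t-x)(t-1)(t-y)(t-z)$ and $p_2=(t-x)t(t-y')(t-z)$ are nonnegative at all nodes: $p_1(0)=Ayz$, the remaining nodes that are not roots of $p_1$ lie between $y$ and $z$, and the nodes that are not roots of $p_2$ lie between $0$ and $y'$. With $G=-(t-x)(t-y)(t-z)$ we have $p_1=(t-1)G=Ayz(1-t)+t(t-1)G[0,t]$ and, by \eqref{eq:cubic}, $G[0,t]=-(t-x)(t-z)+y(t-x-z)$, so $\ell(G[0,t])=1-y$. Hence the value of $M[1,j,\ell]$ on $p_1$ is $Ayz(1-j)+1-y$, which is negative for $j\ge1$. Next, $p_2=tg=g(1)t+t(t-1)g[1,t]$, so the value on $p_2$ is $g(1)j-1$, which is negative for $j\le0$.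

\emph{Infinitely many holes.} For $m\ge0$ let $L_m=M[2,1,\ell]+m(v_0+v_1)\in C\cap\Lambda$, and suppose $L_m$ is a sum of elements of $C\cap\Lambda$ of degree $1$. Each summand has a nonnegative integer value on $t(t-1)$, and these values add up to $\ell(1)=1$. So all summands but one vanish on $t(t-1)$; such a summand is $\mu v_1+(1-\mu)v_0$ with $0\le\mu\le1$, and its value $\mu$ on $t$ is an integer, so it is $v_0$ or $v_1$. The remaining summand agrees with $L_m$ on all $t(t-1)f$, so it is some $M[1,j,\ell]$. This is impossible, and every $L_m$ is a hole.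
\end{proof}

\begin{remark}\label{rem:why}
By Lemma~\ref{lem:unit}, an integral functional $\ell$ of height one lifts to a point $M[1,j,\ell]$ of the cone if and only if it has a representation $\psi\ge0$ on $X\setminus\{b,c\}$ with $\alpha(\psi)\le j\le1+\beta(\psi)$. As $\sum\psi_r=1$, we have $|\alpha|,|\beta|\le1$; so $j=1$ works if $\beta\ge0$, and $j=0$ works if $\alpha\le0$. The obstruction is $\alpha>0>\beta$. Nodes to the right of the edge contribute positively to $\alpha$ and $\beta$, nodes to the left negatively. If the unit edge is $\{\tau_1,\tau_2\}$, then $\beta\ge0$ always. If there are two nodes on each side, $\ell$ has several representations, and Lemma~\ref{lem:quad} shows that one of them has $\alpha\le0$ or $\beta\ge0$. There remains the case of a single node on one side, which is the case $\Delta_{23}=1$ or $\Delta_{n-2,n-1}=1$.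
\end{remark}

\section{A minimal counterexample}\label{sec:reduction}

We begin the proof of (3)$\Rightarrow$(1). First, only two degrees matter.

\begin{lemma}\label{lem:degree}
Every $L\in C(X)\cap\Lambda$ of degree $k\ge4$ is reducible.
\end{lemma}

\begin{proof}
By (S2), $L=\sum_{i=1}^m\mu_iw_i$ with all $\mu_i>0$, where $w_1,\dots,w_m\in\mathcal A_{\mathcal P}$ are the vertices of an empty simplex and $m\le5$. If some $\mu_i\ge1$, then $L-w_i\in C(X)$. Otherwise $4\le k=\sum\mu_i<m\le5$, so $k=4$ and $m=5$, and $\sum(1-\mu_i)w_i=\sum w_i-L$ is a lattice point of degree $1$ in the interior of the simplex, which is not possible.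
\end{proof}

Call $X=\{\tau_1<\dots<\tau_n\}$ \emph{good} if $n\ge5$ and (3) holds. Suppose that (3)$\Rightarrow$(1) fails. Then there are a good set $X$ and an irreducible $L\in C(X)\cap\Lambda$ of degree $k\in\{2,3\}$. We choose such a pair with $|X|$ minimal and keep it fixed until the end of Section~\ref{sec:three}. By minimality, $L\notin C(Y)$ for every good proper subset $Y$ of $X$.

\begin{enumerate}
\item[(F1)] In every representation of $L$ all $\lambda_\tau<1$; otherwise $v_\tau$ fits.
\item[(F2)] If $n\ge6$ and $3\le i\le n-2$, then $\lambda_{\tau_i}>0$ in every representation. Indeed, deleting $\tau_i$ does not decrease the second gap or the second-to-last gap, so $X\setminus\{\tau_i\}$ is good.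
\end{enumerate}

Subtract from $L$ the largest multiple of $v_{\tau_1}$ that keeps it in $C(X)$. The result lies on a facet whose polynomial is positive at $\tau_1$. By (S3) this yields a \emph{lower representation} of $L$, supported on the nodes with indices $1,i,i+1,j,j+1$, where $i\ge2$ and $j\ge i+2$. By reflection there is an \emph{upper representation}, supported on indices $i,i+1,j,j+1,n$.

\begin{proposition}\label{prop:shape}
We have $n\le8$ and, after a translation,
\[
X=\{x_1<x_2<0<1<\dots<r-1<y_1<y_2\},\qquad r=n-4\in\{1,2,3,4\},\quad x_2\le-2,\quad y_1\ge r+1 .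
\]
If $r=4$, the lower representation is supported on $\{x_1,0,1,2,3\}$ and the upper one on $\{0,1,2,3,y_2\}$.
\end{proposition}

\begin{proof}
For $n=5$ there is nothing to prove. Let $n\ge6$. By (F2) the set $\{i,i+1,j,j+1\}$ of the lower representation contains $\{3,\dots,n-2\}$, so $n\le8$. We describe subsets of $X$ by their indices.

If $n=6$, the lower set is $\{1,2,3,4,5\}$ or $\{1,3,4,5,6\}$. Both are good if $\Delta_{34}\ge2$, so $\Delta_{34}=1$. If $n=7$, the lower set is again one of these two and lies in $\{1,\dots,6\}$, which is good if $\Delta_{45}\ge2$. So $\Delta_{45}=1$, and $\Delta_{34}=1$ by reflection. If $n=8$, the lower set is $\{1,3,4,5,6\}$ and the upper set is $\{3,4,5,6,8\}$. The sets $\{1,\dots,6\}$ and $\{1,\dots,6,8\}$ contain the lower set and are not good, so $\Delta_{45}=\Delta_{56}=1$, and $\Delta_{34}=1$ by reflection. The bounds on $x_2$ and $y_1$ are condition (3).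
\end{proof}

We call $0,\dots,r-1$ the \emph{core} and $x_1,x_2,y_1,y_2$ the \emph{outer nodes}. From now on, hypothesis (3) enters through one fact: every outer node has distance at least $2$ from the core. For $r\ge2$, (F1) and (F2) confine the core coefficients to $(0,1)$, and this has a useful consequence: the outer coefficients may be chosen freely, subject only to the linear conditions that do not involve the core.

\begin{lemma}\label{lem:free}
Let $r\ge2$ and $\pi=t(t-1)\cdots(t-r+1)$. Let $\lambda_\rho\ge0$, $\rho\in\{x_1,x_2,y_1,y_2\}$, satisfy $\sum_\rho\lambda_\rho\pi(\rho)f(\rho)=L(\pi f)$ for all $f\in\mathbb R[t]_{\le4-r}$. Then there are unique real numbers $\lambda_0,\dots,\lambda_{r-1}$ with $L=\sum_{\tau\in X}\lambda_\tau v_\tau$, and they lie in $(0,1)$.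
\end{lemma}

\begin{proof}
The functional $L-\sum_\rho\lambda_\rho v_\rho$ vanishes on all polynomials of degree at most four that vanish on the core, so it is a combination of $v_0,\dots,v_{r-1}$, with unique coefficients that are affine functions of $(\lambda_\rho)$. The admissible $(\lambda_\rho)$ form a convex set, which contains a point coming from a representation of $L$; there the core coefficients are positive by (F2). If some core coefficient were $\le0$ at another point, then at the first zero of a core coefficient on the segment between the two points we would have a representation of $L$ that contradicts (F2). So all core coefficients are positive, and they are less than $1$ by (F1).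
\end{proof}

It remains to exclude $r=1,2,3,4$.

\section{A core of four consecutive integers}\label{sec:four}

Here the lower and upper representations squeeze the coefficients so tightly that no further tools are needed. Let $\pi=t(t-1)(t-2)(t-3)$, so that $\pi'(0),\dots,\pi'(3)=-6,2,-2,6$. Put $H=L(\pi)\ge0$ and
\[
\lambda_i^0=\frac1{\pi'(i)}\,L\Bigl(\frac{\pi}{t-i}\Bigr),\qquad i=0,\dots,3 ,
\]
so that $\lambda_1^0,\lambda_2^0\in\frac12\mathbb Z$. In a representation supported on the core and one outer node $\rho$ we have $\lambda_\rho\pi(\rho)=H$, and evaluating on $\pi/(t-i)$ gives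
\begin{equation}\label{eq:four}
\lambda_i=\lambda_i^0-\frac H{\pi'(i)(\rho-i)} .
\end{equation}
The correction term has opposite signs for $\rho=x_1$ and $\rho=y_2$. So $\lambda_i^0$ lies between the coefficients of $v_i$ in the lower and in the upper representation, which lie in $(0,1)$. Hence $0<\lambda_i^0<1$ and $\lambda_1^0=\lambda_2^0=\frac12$. Lagrange interpolation of $1$ and $t$ at the core gives $\sum\lambda_i^0=k$ and $\sum i\lambda_i^0=L(t)\in\mathbb Z$. The first identity gives $\lambda_0^0+\lambda_3^0=k-1<2$, so $k=2$ and $\lambda_0^0+\lambda_3^0=1$; the second gives $\frac32+3\lambda_3^0\in\mathbb Z$, so $\lambda_3^0\in\{\frac16,\frac12,\frac56\}$.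

Now take the lower representation, with $x_1=-l$, $l\ge3$. By \eqref{eq:four},
\[
\lambda_0=\lambda_0^0-\frac H{6l},\qquad\lambda_1\ge\frac12,\qquad\lambda_2=\frac12-\frac H{2(l+2)},\qquad\lambda_3\ge\lambda_3^0 .
\]
If $\lambda_3^0\ge\frac12$, the point $\frac12(v_1+v_3)$, with moments $1,2$, fits. If $\lambda_3^0=\frac16$, then $\lambda_2>0$ gives $H<l+2$, so $\lambda_0>\frac56-\frac{l+2}{6l}\ge\frac56-\frac5{18}>\frac13$, and $\frac13v_0+\frac12v_1+\frac16v_3$, with moments $1,1,2$, fits. So $r\ne4$.

\section{Four ways to find a point that fits}\label{sec:tools}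

In this section $L=\sum_{\tau\in S}\lambda_\tau v_\tau$ is a representation of an element of $\Lambda$ of degree $k\ge2$ with all $\lambda_\tau<1$, and ``reducible'' means reducible in $S$. Later, each criterion is read as a constraint on the coefficients of the minimal counterexample.

\subsection{Edges and base pairs}

\begin{lemma}\label{lem:E}
If $p<q$ in $S$, $\Delta=q-p$ and $\lambda_p+\lambda_q\ge1+\frac1\Delta$, then $L$ is reducible.
\end{lemma}

\begin{proof}
The interval $[\Delta(1-\lambda_q),\Delta\lambda_p]\subset[0,\Delta]$ has length at least $1$ and contains an integer $s$. The point $v_q-s[p,q]=\frac s\Delta v_p+(1-\frac s\Delta)v_q$ fits.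
\end{proof}

If $\lambda_p+\lambda_q$ is too small for this, one can first move some weight to other nodes $r$ in small steps $\pm[p,q,r]$, and then adjust along the edge.

\begin{lemma}\label{lem:B}
Let $\{p,q\}\subsetneq Q\subset S$, $\gamma=1/|p-q|$, and $\gamma_r=1/|(r-p)(r-q)|$ for $r\in Q\setminus\{p,q\}$. Suppose
\[
\lambda_p,\lambda_q\ge\gamma,\qquad\lambda_p+\lambda_q\ge2\gamma+\max_r\gamma_r,\qquad\sum_{\tau\in Q}\lambda_\tau\ge1+\gamma+\sum_r\gamma_r .
\]
Then $L$ is reducible. The same holds if $\gamma$ and the $\gamma_r$ are replaced by upper bounds in the three inequalities.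
\end{lemma}

We call $(p,q)$ the \emph{base} and $1+\gamma+\sum\gamma_r$ the \emph{total}.

\begin{proof}
The last sentence holds because the inequalities with upper bounds imply the original ones. For integers $m_r\ge0$ and $s$, the functional $M=v_p+s[p,q]+\sum_r\pm m_r[p,q,r]$ lies in $\Lambda$ and has degree $1$. With suitable signs its coefficient at $r$ is $m_r\gamma_r$, and as $s$ varies its coefficient at $q$ runs through a coset of $\gamma\mathbb Z$. Put $m=\sum m_r\gamma_r$ and $\theta=1+\gamma-\lambda_p-\lambda_q$. We choose $m_r\le\lambda_r/\gamma_r$ with $\theta\le m\le1-\gamma$. If $\theta\le0$, take all $m_r=0$. Otherwise raise the $m_r$ one unit at a time until $m\ge\theta$. This is possible since $\sum\lfloor\lambda_r/\gamma_r\rfloor\gamma_r>\sum(\lambda_r-\gamma_r)\ge\theta$, and it ends with $m<\theta+\max\gamma_r\le1-\gamma$. The coefficients at $p$ and $q$ add up to $\rho=1-m\in[\gamma,\lambda_p+\lambda_q-\gamma]$. The interval $[\max(0,\rho-\lambda_p),\min(\lambda_q,\rho)]$ has length at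 least $\gamma$, because the four differences of an upper and a lower end are $\lambda_q$, $\rho$, $\lambda_p+\lambda_q-\rho$ and $\lambda_p$. Choose $s$ so that the coefficient at $q$ lies in this interval. Then the coefficient at $p$ lies in $[0,\lambda_p]$, and $M$ fits.
\end{proof}

\subsection{Greedy moves from a heavy node}

Lemma~\ref{lem:B} needs two nodes with substantial coefficients. If one node $p$ has $\lambda_p\ge\frac12$, we start at the lattice point $v_p$ and move weight away from $p$ in lattice steps until the coefficient at $p$ has dropped below $\lambda_p$. A \emph{move at $p$} is an element $D=\sum_{r\ne p}\mu_r(v_r-v_p)\in\Lambda$ with all $\mu_r\ge0$; its \emph{mass} is $|D|=\sum\mu_r$. Sums of moves are moves, and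
\begin{equation}\label{eq:movefit}
v_p+D\ \text{fits if}\quad\mu_r\le\lambda_r\ (r\ne p)\quad\text{and}\quad1-\lambda_p\le|D|\le1 .
\end{equation}
Put $w_r=|r-p|$. Since $(v_r-v_p)(f)=(r-p)\,f[p,r]$ and $f[p,t]\in\mathbb Z[t]$ for $f\in\mathbb Z[t]$, the functional $D$ is integral as soon as $\sum\mu_r(r-p)\,\mathrm{ev}_r$ is integral on $\mathbb Z[t]$. This gives the following moves.
\begin{itemize}
\item The \emph{ray} at $r$: $\mu_r=1/w_r$, of mass $1/w_r$.
\item The \emph{chords} $(q,r)$, for $q,r$ on the same side of $p$ with $\delta=w_r-w_q>0$: for an integer $0\le s\le\delta$ take $\mu_qw_q=\frac{\delta-s}\delta$ and $\mu_rw_r=\frac s\delta$. The functional $\frac{\delta-s}\delta\mathrm{ev}_q+\frac s\delta\mathrm{ev}_r$ has integer moments of order $0$ and $1$. The mass is at most $1/w_q$.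
\item $U_{qr}=[q,p,r]$, for $q,r$ on opposite sides of $p$: $\mu_q=\frac1{w_q(w_q+w_r)}$, $\mu_r=\frac1{w_r(w_q+w_r)}$, of mass $\frac1{w_qw_r}$.
\item The special moves of Table~\ref{tab:moves} and their mirror images; they are integral by Lemma~\ref{lem:integral}.
\end{itemize}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c|c|c}
move&$r-p$&$\mu_r$&$\mu_r(r-p)$&moments&mass\\\hline
$K_{14}$&$1,4$&$\frac13,\frac16$&$\frac13,\frac23$&$1,3$&$\frac12$\\[2pt]
$T_{134}$&$1,3,4$&$\frac16,\frac16,\frac1{12}$&$\frac16,\frac12,\frac13$&$1,3,10$&$\frac5{12}$\\[2pt]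
$T_{135}$&$1,3,5$&$\frac18,\frac14,\frac1{40}$&$\frac18,\frac34,\frac18$&$1,3,10$&$\frac25$\\[2pt]
$T_{356}$&$3,5,6$&$\frac1{18},\frac1{10},\frac1{18}$&$\frac16,\frac12,\frac13$&$1,5,26$&$\frac{19}{90}$\\[2pt]
$V_1$&$-1,2,3$&$\frac1{12},\frac16,\frac14$&$-\frac1{12},\frac13,\frac34$&$1,3,8$&$\frac12$\\[2pt]
$V_2$&$-1,2,3$&$\frac16,\frac13,\frac16$&$-\frac16,\frac23,\frac12$&$1,3,7$&$\frac23$
\end{tabular}
\caption{Special moves at a node $p$. The moments are those of the weights $\mu_r(r-p)$ placed at the positions $r-p$.}\label{tab:moves}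
\end{table}

Fix a finite set of allowed nonzero moves at $p$. A \emph{packing} is a finite sequence of allowed moves, repetitions permitted, whose coefficients at each $r\ne p$ add up to at most $\lambda_r$. The unused part of $\lambda_r$ is the \emph{residual} $\varepsilon_r\in[0,\lambda_r]$; we put $E=\sum_{r\ne p}\varepsilon_r$ and $\varphi_r=w_r\varepsilon_r$. A packing is \emph{saturated} if no allowed move can be added. Every packing extends to a saturated one, since the masses are bounded below and the total mass is at most $k$.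

\begin{lemma}\label{lem:V}
Suppose $\lambda_p\ge\frac12$ and all allowed moves have mass at most $\frac12$. If some packing has $E\le1$, then $L$ is reducible.
\end{lemma}

\begin{proof}
The total mass of the packing is $k-\lambda_p-E\ge1-\lambda_p>0$. The first partial sum $D$ with $|D|\ge1-\lambda_p$ has $|D|<1-\lambda_p+\frac12\le1$, and \eqref{eq:movefit} applies.
\end{proof}

In a saturated packing the residuals are small:
\begin{enumerate}
\item[(R1)] If the ray at $r$ is allowed, then $\varphi_r<1$, that is, $\varepsilon_r<1/w_r$.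
\item[(R2)] If $U_{qr}$ is allowed, then $\varepsilon_q<\frac1{w_q(w_q+w_r)}$ or $\varepsilon_r<\frac1{w_r(w_q+w_r)}$.
\item[(R3)] If the rays at $q,r$ and all chords $(q,r)$ are allowed, then $\varphi_q+\varphi_r<1+\frac1\delta$, and consequently $\varepsilon_q+\varepsilon_r<\frac1{w_q}+\frac1{\delta w_r}$.
\end{enumerate}
For the first part of (R3): if $\varphi_q+\varphi_r\ge1+\frac1\delta$, the interval $[\delta(1-\varphi_q),\delta\varphi_r]\subset[0,\delta]$ contains an integer $s$, and the chord with this $s$ can be added. For the second part, and for later use: all three rules remain true when $w_q,w_r,\delta$ on the right-hand sides are replaced by lower bounds $m\le m'$ and $\delta_0$, because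
$\varepsilon_q+\varepsilon_r\le\frac{\varphi_q+\varphi_r}{m'}+\varphi_q(\frac1m-\frac1{m'})<\frac1m+\frac1{\delta_0m'}$.

``Pack at $p$'' will mean: take a saturated packing of the listed moves at a node $p$ with $\lambda_p\ge\frac12$. We list rays and chords only at nodes of distance at least $2$ from $p$, moves $U_{qr}$ only when $w_qw_r\ge2$, and never $V_2$, so all masses are at most $\frac12$. For irreducible $L$ we then have $E>1$, and we reach a contradiction by showing that $E\le1$ or that an allowed move can be added. The move $V_2$ is used only through the point $v_p+V_2$, whose coefficient at $p$ is $\frac13$. The next lemma is the model for all these computations.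

\begin{lemma}\label{lem:center}
Let $S=\{a<b<c<d<e\}$ with $c-b\ge2$ and $d-c\ge2$. If $\lambda_c\ge\frac12$, then $L$ is reducible.
\end{lemma}

\begin{proof}
Pack at $c$ with all rays and all moves $U$. The distances of $a,b,d,e$ are at least $3,2,2,3$, so (R1) gives $\varepsilon_a,\varepsilon_e<\frac13$ and $\varepsilon_b,\varepsilon_d<\frac12$. These bounds add up to $\frac53$; rays alone are too coarse. But a substantial residual on one side forces tiny residuals on the other. By (R2) for $(b,d)$ and reflection we may assume $\varepsilon_d<\frac18$. If $\varepsilon_a\ge\frac1{15}$, (R2) for $(a,d)$ and $(a,e)$ gives $\varepsilon_d<\frac1{10}$ and $\varepsilon_e<\frac1{18}$, so $E<\frac13+\frac12+\frac1{10}+\frac1{18}=\frac{89}{90}$. If $\varepsilon_a<\frac1{15}$, (R2) for $(b,e)$ gives $\varepsilon_b<\frac1{10}$ or $\varepsilon_e<\frac1{15}$, so $\varepsilon_b+\varepsilon_e<\frac12+\frac1{15}$ and $E<\frac1{15}+\frac18+\frac12+\frac1{15}<1$.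
\end{proof}

\subsection{Unit edges}

A ray at distance $1$ has mass $1$ and is useless, so neighboring nodes call for a different device. Let $b,c=b+1\in S$ and write $L=M[k,j_L,\ell_L]$. By Lemma~\ref{lem:unit}, $\ell_L=\sum\psi^L_r\mathrm{ev}_r$ with $\psi^L_r=\lambda_r(r-b)(r-c)$, and
\begin{equation}\label{eq:unitL}
\lambda_c=j_L-\alpha(\psi^L),\qquad\lambda_b=k-j_L+\beta(\psi^L).
\end{equation}
If $T=\sum\psi_r\mathrm{ev}_r$ is integral and $l\in\mathbb Z$, then $M[1,l+1,T]$ fits as soon as
\begin{equation}\label{eq:W}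
0\le\psi_r\le\psi_r^L\ \text{ for all } r,\qquad l+1-\lambda_c\le\alpha(\psi)\le l+1,\qquad l\le\beta(\psi)\le l+\lambda_b .
\end{equation}
The simplest choice is $T=i\,\mathrm{ev}_r$, ``$i$ units at $r$''. If $w$ is the distance from $r$ to the nearer of $b,c$, the first condition reads $i\le\lambda_rw(w+1)$, and $(\alpha,\beta)=(\frac iw,\frac i{w+1})$ for $r>c$, $(\alpha,\beta)=(-\frac i{w+1},-\frac iw)$ for $r<b$.

\begin{lemma}\label{lem:H}
If $\lambda_b,\lambda_c\ge\frac12$ and some node $r$ with $w\ge2$ has $\lambda_r\ge\frac16$, then $L$ is reducible.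
\end{lemma}

\begin{proof}
By reflection let $r>c$. Take $l=0$ and $i=\lceil w(1-\lambda_c)\rceil\le\lceil w/2\rceil\le\frac{w+1}2$. Then $1-\lambda_c\le\frac iw\le1$ and $\frac i{w+1}\le\frac12\le\lambda_b$. Finally $\frac{\lceil w/2\rceil}{w(w+1)}$ equals $\frac16$ for $w=2,3$ and is at most $\frac1{2w}\le\frac18$ for $w\ge4$.
\end{proof}

The hypothesis $w\ge2$ cannot be dropped: the hole of Example~\ref{ex:hole} has $\lambda_0,\lambda_1\ge\frac12$ and $\lambda_{-1}=\frac5{24}>\frac16$.

\begin{lemma}\label{lem:X}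
Let $|S|=5$ and $k=2$. Let $u,u'\in S$ with $|u-u'|=1$, and suppose that the other three nodes lie on the side of $u$, at distance at least $2$ from $u$. If $\lambda_u\ge\frac12$ and $\lambda_u+\lambda_{u'}\ge\frac43$, then $L$ is reducible.
\end{lemma}

\begin{proof}
By reflection let $b=u'$, $c=u$, the other nodes being larger than $c$. Then $\beta(\psi^L)\ge0$, so \eqref{eq:unitL} gives $j_L\ge2-\lambda_b>1$, hence $j_L\ge2$ and $\alpha(\psi^L)\ge2-\lambda_c$. By (S1), $\ell_L$ is a sum of integral functionals of height one in the cone of the three evaluations. Each is a convex combination of these evaluations, so it has $0\le\beta\le\alpha\le\frac12$ and $\beta\le\frac13$. Add these functionals one at a time until the sum $T$ has $\alpha_T\ge1-\lambda_c$. Then $\alpha_T<\frac32-\lambda_c\le1$. Before the last step $\beta\le\alpha<1-\lambda_c$, so $0\le\beta_T<\frac43-\lambda_c\le\lambda_b$. As $\ell_L-T$ lies in the same simplicial cone, \eqref{eq:W} holds with $l=0$.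
\end{proof}

\section{Five nodes}\label{sec:one}

Let $r=1$ and $X=\{a<b<c<d<e\}$, with gaps $A=b-a\ge1$, $B=c-b\ge2$, $B'=d-c\ge2$, $A'=e-d\ge1$. The representation of $L$ is unique. We apply Lemma~\ref{lem:B} with $Q=X$ to the four bases that consist of a node on the left and a node on the right of $c$.
\begin{itemize}
\item Base $(b,d)$: $\gamma,\gamma_c\le\frac14$ and $\gamma_a,\gamma_e\le\frac15$; total at most $1.9$.
\item Base $(a,d)$: $\gamma\le\frac15$, $\gamma_b\le\frac14$, $\gamma_c,\gamma_e\le\frac16$; total less than $1.8$. The base $(b,e)$ is its mirror image.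
\item Base $(a,e)$: $\gamma\le\frac16$, $\gamma_b,\gamma_d\le\frac15$, $\gamma_c\le\frac19$; total less than $1.7$.
\end{itemize}
All totals are less than $k$. So none of the following holds:
\begin{equation}\label{eq:star}
\begin{array}{ll}
\lambda_b,\lambda_d\ge\frac14,\ \lambda_b+\lambda_d\ge\frac34;&\qquad\lambda_a,\lambda_d\ge\frac15,\ \lambda_a+\lambda_d\ge\frac{13}{20};\\[4pt]
\lambda_b,\lambda_e\ge\frac15,\ \lambda_b+\lambda_e\ge\frac{13}{20};&\qquad\lambda_a,\lambda_e\ge\frac16,\ \lambda_a+\lambda_e\ge\frac8{15}.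
\end{array}
\end{equation}
In particular $\max(\lambda_a,\lambda_b)$ and $\max(\lambda_d,\lambda_e)$ are not both at least $\frac38$; after a reflection, $\lambda_d,\lambda_e<\frac38$.

\subsection*{Degree 3}
Here $\lambda_a+\lambda_b+\lambda_c>\frac94$. Lemma~\ref{lem:E} gives $\lambda_b+\lambda_c<\frac32$, so $\lambda_a>\frac34$, and \eqref{eq:star} gives $\lambda_d<\frac15$, $\lambda_e<\frac16$. Lemma~\ref{lem:E} also gives $\lambda_a+\lambda_c<\frac43$. So $\lambda_b>3-\frac43-\frac15-\frac16>1$, contrary to (F1).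

\subsection*{Degree 2}
By Lemma~\ref{lem:center}, $\lambda_c<\frac12$, so $\lambda_a+\lambda_b+\lambda_d+\lambda_e>\frac32$, $\lambda_a+\lambda_b>\frac34$ and $\max(\lambda_a,\lambda_b)>\frac38$. We claim that $a$ or $b$ is heavy: $\lambda_b\ge\frac12$ or $\lambda_b<\frac12<\lambda_a$. Let $\lambda_b<\frac12$. If $\lambda_b\ge\lambda_a$, then $\lambda_b>\frac38$, and \eqref{eq:star} gives $\lambda_d<\frac34-\lambda_b$ and $\lambda_e<\max(\frac15,\frac{13}{20}-\lambda_b)$. Then $2\lambda_b>\frac32-\lambda_d-\lambda_e$ yields $\lambda_b+\max(\frac15,\frac{13}{20}-\lambda_b)>\frac34$, which is false for $\lambda_b<\frac12$. So $\lambda_a>\frac38$, and \eqref{eq:star} gives $\lambda_d<\frac{11}{40}$ and $\lambda_e<\frac16$, whence $\lambda_a>\frac32-\frac12-\frac{11}{40}-\frac16>\frac12$. We pack at the heavy node; the cases with $A=1$ need more care, because the ray between $a$ and $b$ is not available.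

\emph{Case $A\ge2$, $\lambda_b\ge\frac12$.} Pack at $b$ with all rays, $U_{ac}$, $U_{ad}$ and chords $(c,d)$. The distances of $a,c,d,e$ are at least $2,2,4,5$. If $\varepsilon_a\ge\frac1{12}$, (R2) gives $\varepsilon_d<\frac1{24}$, and one of $\varepsilon_a,\varepsilon_c$ is less than $\frac18$; so $E<\frac12+\frac18+\frac1{24}+\frac15=\frac{13}{15}$. If $\varepsilon_a<\frac1{12}$, (R3) gives $\varepsilon_c+\varepsilon_d<\frac12+\frac18$, and $E<\frac1{12}+\frac58+\frac15<1$.

\emph{Case $A\ge2$, $\lambda_b<\frac12<\lambda_a$.} Pack at $a$ with all rays and chords $(b,c)$. The distances of $b,c,d,e$ are at least $2,4,6,7$, and $E<(\frac12+\frac18)+\frac16+\frac17<1$.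

\emph{Case $A=1$, $\lambda_b\ge\frac12$.} By Lemma~\ref{lem:X} with $u=b$ we have $\lambda_a+\lambda_b<\frac43$, so $\lambda_c+\lambda_d+\lambda_e>\frac23$. Pack at $b$ in two phases: first a saturated packing of $U_{ac},U_{ad},U_{ae}$, then extend it by rays at $c,d,e$ and chords $(c,d)$ until it is saturated for all these moves. The distances of $a,c,d,e$ are $1$ and at least $2,4,5$, so (R2) reads
\[
\varepsilon_a<\tfrac13\ \text{or}\ \varepsilon_c<\tfrac16;\qquad\varepsilon_a<\tfrac15\ \text{or}\ \varepsilon_d<\tfrac1{20};\qquad\varepsilon_a<\tfrac16\ \text{or}\ \varepsilon_e<\tfrac1{30}.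
\]
Suppose $\varepsilon_a\ge\frac13$. The second phase does not touch $a$, so already after the first phase the residuals at $c,d,e$ add up to less than $\frac16+\frac1{20}+\frac1{30}=\frac14$. Thus the moves $U$ used more than $\frac23-\frac14=\frac5{12}$ at $c,d,e$. In $U_{aq}$ we have $\mu_a=w_q\mu_q\ge2\mu_q$, so they used more than $\frac56$ at $a$, and $\lambda_a>\frac56+\frac13>1$, which is impossible. If $\frac15\le\varepsilon_a<\frac13$, then $E<\frac13+\frac12+\frac1{20}+\frac1{30}<1$. If $\frac16\le\varepsilon_a<\frac15$, then $E<\frac15+\frac12+\frac14+\frac1{30}<1$. If $\varepsilon_a<\frac16$, then (R3) gives $E<\frac16+\frac58+\frac15=\frac{119}{120}$.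

\emph{Case $A=1$, $\lambda_b<\frac12<\lambda_a$.} Pack at $a$ with rays at $c,d,e$, chords $(c,d)$, $(c,e)$ and, if $(B,B',A')=(2,2,1)$, the move $T_{356}$ on $c,d,e$. As $\varepsilon_b=\lambda_b<\frac12$, it suffices to show that $\rho=\varepsilon_c+\varepsilon_d+\varepsilon_e\le\frac12$. If $(B,B',A')\ne(2,2,1)$, the distances of $c,d,e$ are at least $3,5,7$, and (R3) gives $\varphi_c+\varphi_d<\frac32$, $\varphi_c+\varphi_e<\frac43$; so
\[
\rho<\tfrac13\varphi_c+\tfrac15\bigl(\tfrac32-\varphi_c\bigr)+\tfrac17\bigl(\tfrac43-\varphi_c\bigr)=\tfrac{103}{210}-\tfrac1{105}\varphi_c<\tfrac12 .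
\]
If $(B,B',A')=(2,2,1)$, the distances are $3,5,6$, and $T_{356}$ cannot be added. So either $\varepsilon_c<\frac1{18}$ and $\rho<\frac1{18}+\frac15+\frac16=\frac{38}{90}$; or $\varepsilon_d<\frac1{10}$ and, by (R3) for $(c,e)$, $\rho<\frac1{10}+\frac13+\frac1{18}=\frac{44}{90}$; or $\varepsilon_e<\frac1{18}$ and, by (R3) for $(c,d)$, $\rho<\frac1{18}+\frac13+\frac1{10}=\frac{44}{90}$.

All cases are contradictory, so $r\ne1$.

\section{A core of two consecutive integers}\label{sec:two}

Let $r=2$; the core is $\{0,1\}$, $x_2\le-2$, $y_1\ge3$, and the reflection is $t\mapsto1-t$. The plan is as follows. The methods of Section~\ref{sec:one}, applied to five of the six nodes, exclude $k=3$ and show that for $k=2$ the point $L$ is close to the unit edge $\{0,1\}$. They cannot do more: a five-element set such as $\{x_2,0,1,y_1,y_2\}$ is not good and has holes. Near the edge we project along it and use all four outer nodes.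

\subsection{Five-node representations}

A \emph{five-node representation} of $L$ is a representation on a five-element set $S\subset X$. Such representations exist, and $S\supset\{0,1\}$ by (F2). After a reflection, $S=\{x',x,0,1,y\}$ with $x'=-P'<x=-P$, where $P\ge2$, $s=P'-P\ge1$ and $y\ge3$. Write $\xi'=\lambda_{x'}$, $\xi=\lambda_x$, $\eta=\lambda_y$ and $\sigma=\xi'+\xi+\eta$. Apply Lemma~\ref{lem:B} with $Q=S$. For the base $(x,y)$ we have $\gamma\le\frac15$ and $\gamma_{x'},\gamma_0,\gamma_1\le\frac16$; for the base $(x',y)$ we have $\gamma\le\frac16$, $\gamma_x\le\frac15$, $\gamma_0\le\frac19$, $\gamma_1\le\frac18$. Both totals are at most $1.7$. So neither of the following holds: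
\begin{equation}\label{eq:starstar}
\xi,\eta\ge\tfrac15,\ \xi+\eta\ge\tfrac{17}{30};\qquad\qquad\xi',\eta\ge\tfrac16,\ \xi'+\eta\ge\tfrac8{15}.
\end{equation}

\begin{lemma}\label{lem:twok}
We have $k=2$.
\end{lemma}

\begin{proof}
Let $k=3$; then $\sigma>1$ by (F1). If $\eta\ge\frac12$, then $\xi<\frac15$ and $\xi'<\frac16$ by \eqref{eq:starstar}, and $\lambda_0+\eta<\frac43$ by Lemma~\ref{lem:E}; the degree is less than $\frac43+1+\frac15+\frac16<3$. If $\frac3{10}\le\eta<\frac12$, then $\xi<\frac4{15}$ and $\xi'<\frac7{30}$, so $\sigma<1$. If $\eta<\frac3{10}$, Lemma~\ref{lem:E} gives $\xi'+\lambda_1<\frac54$ and $\xi+\lambda_0<\frac32$, so $\eta>\frac14$; then $\xi<\frac{19}{60}$, $\xi'<\frac{17}{60}$ and $\sigma<\frac9{10}$.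
\end{proof}

\begin{lemma}\label{lem:claim}
In every five-node representation, $\lambda_0,\lambda_1\ge\frac12$ and all outer coefficients are less than $\frac16$; in particular their sum is less than $\frac12$.
\end{lemma}

\begin{proof}
The statement is invariant under reflection, so we keep the notation above. If $\lambda_0,\lambda_1\ge\frac12$, the bound on the outer coefficients is Lemma~\ref{lem:H}. We exclude the other possibilities.

\medskip\noindent\textbf{Case 1: $\lambda_1\ge\frac12>\lambda_0$.} Pack at $1$. The distances of $0,x,x',y$ are $1$, $P+1\ge3$, $P'+1\ge4$, $Y=y-1\ge2$. Allowed are $U_{0y},U_{xy},U_{x'y}$, rays at $x,x',y$, chords $(x,x')$, and further: $K_{14}$ on $0,x$ if $P=3$; $K_{14}$ on $0,x'$ and $T_{134}$ on $0,x,x'$ if $P'=3$; $T_{135}$ on $0,x,x'$ if $(P,P')=(2,4)$.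

If $\varepsilon_y\ge\frac1{Y(Y+1)}$, (R2) applies to all three moves $U$ and gives $\varepsilon_0<\frac13$, $\varepsilon_x<\frac1{15}$, $\varepsilon_{x'}<\frac1{24}$; with $\varepsilon_y<\frac12$ we get $E<1$. So $\varepsilon_y<\frac16$. From $E>1$ and $\varepsilon_0<\frac12$ we get $\varepsilon_x+\varepsilon_{x'}>\frac13$; as $\varepsilon_{x'}<\frac14$, we have $\varepsilon_x>\frac1{15}$, so (R2) for $(x,y)$ gives $\varepsilon_y<\frac1{10}$, and therefore $\varepsilon_x+\varepsilon_{x'}>\frac25$. This fails if $P\ge4$ (bound $\frac15+\frac16$ from (R1)), if $P=3$, $s\ge2$ (bound $\frac14+\frac1{12}$ from (R3)), and if $P=2$, $s\ge3$ (bound $\frac13+\frac1{18}$ from (R3)). Three configurations remain.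
\begin{itemize}
\item $P=3$, $s=1$: $\varepsilon_x>\frac25-\frac15>\frac16$ and $\varepsilon_0>1-\frac1{10}-\frac14-\frac15>\frac13$, so $K_{14}$ can be added.
\item $P=2$, $s=2$: $\frac25<\varepsilon_x+\varepsilon_{x'}<\frac13\varphi_x+\frac15(\frac32-\varphi_x)=\frac3{10}+\frac2{15}\varphi_x<\frac{13}{30}$. So $\varphi_x>\frac34$, that is, $\varepsilon_x>\frac14$; also $\varepsilon_{x'}>\frac25-\frac13>\frac1{40}$ and $\varepsilon_0>1-\frac1{10}-\frac{13}{30}>\frac18$. So $T_{135}$ can be added.
\item $P=2$, $s=1$: $\varepsilon_0>1-\frac1{10}-\frac13-\frac14>\frac16$. Since $T_{134}$ cannot be added, $\varepsilon_x<\frac16$ or $\varepsilon_{x'}<\frac1{12}$. In the first case $\varepsilon_{x'}>\frac25-\frac16>\frac16$ and $\varepsilon_0>1-\frac1{10}-\frac16-\frac14>\frac13$, so $K_{14}$ can be added. In the second case $\varepsilon_{x'}>\frac25-\frac13>\frac1{24}$, so (R2) for $(x',y)$ gives $\varepsilon_y<\frac1{12}$, and $E<\frac12+\frac13+\frac1{12}+\frac1{12}=1$.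
\end{itemize}

\noindent\textbf{Case 2: $\lambda_0\ge\frac12>\lambda_1$.} Pack at $0$. The distances of $1,y,x,x'$ are $1$, $y\ge3$, $P\ge2$, $P'\ge3$. Allowed are $U_{x1},U_{x'1},U_{xy},U_{x'y}$, rays at $x,x',y$, chords $(x,x')$, and $V_1$ on $1,x,x'$ if $(P,P')=(2,3)$. We have $\varepsilon_1<\frac12$. Put $\theta=\frac1{P(P+1)}\le\frac16$ and $\theta'=\frac1{P'(P'+1)}\le\frac1{12}$. By (R2), $\varepsilon_x\ge\theta$ implies $\varepsilon_1<\frac13$ and $\varepsilon_y<\frac1{15}$, and $\varepsilon_{x'}\ge\theta'$ implies $\varepsilon_1<\frac1{P'+1}\le\frac14$ and $\varepsilon_y<\frac1{18}$. Below, sums are written in the order $1,y,x,x'$.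
\begin{itemize}
\item $\varepsilon_x<\theta$, $\varepsilon_{x'}<\theta'$: if $\varepsilon_y\ge\frac1{15}$, (R2) gives $\varepsilon_x<\frac1{10}$, $\varepsilon_{x'}<\frac1{18}$, and $E<\frac12+\frac13+\frac1{10}+\frac1{18}<1$; otherwise $E<\frac12+\frac1{15}+\frac16+\frac1{12}<1$.
\item $\varepsilon_x\ge\theta$, $\varepsilon_{x'}<\theta'$: $E<\frac13+\frac1{15}+\frac12+\frac1{12}<1$.
\item $\varepsilon_x<\theta$, $\varepsilon_{x'}\ge\theta'$: $E<\frac14+\frac1{18}+\frac16+\frac13<1$.
\item $\varepsilon_x\ge\theta$, $\varepsilon_{x'}\ge\theta'$: if $s\ge2$, then $E<\frac15+\frac1{18}+(\frac12+\frac18)<1$ by (R3); if $s=1$ and $P\ge3$, then $E<\frac15+\frac1{18}+\frac13+\frac14<1$. Let $(P,P')=(2,3)$. Then $\varepsilon_1+\varepsilon_x+\varepsilon_{x'}>\frac{17}{18}$, with the three terms less than $\frac14,\frac12,\frac13$. Hence $\varepsilon_1>\frac19$, $\varepsilon_x>\frac{13}{36}$, $\varepsilon_{x'}>\frac7{36}$. Since $V_1$ cannot be added, $\varepsilon_{x'}<\frac14$; then $\varepsilon_1>\frac{17}{18}-\frac12-\frac14>\frac16$,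 and $v_0+V_2$ fits.
\end{itemize}

\noindent\textbf{Case 3: $\lambda_0,\lambda_1<\frac12$.} Now $\sigma>1$. We first show $\eta<\frac15$. If $\eta\ge\frac12$, pack at $y$ with all rays and chords $(1,x)$, $(1,x')$. The distances of $1,0,x,x'$ are at least $2,3,5,6$, and $\varphi_1+\varphi_x<\frac43$, $\varphi_1+\varphi_{x'}<\frac54$. So
$E<\frac12\varphi_1+\frac13+\frac15(\frac43-\varphi_1)+\frac16(\frac54-\varphi_1)=\frac2{15}\varphi_1+\frac{97}{120}<1$.
If $\frac{11}{30}<\eta<\frac12$, \eqref{eq:starstar} gives $\sigma<\frac12+\frac15+\frac16<1$. If $\frac15\le\eta\le\frac{11}{30}$, it gives $\sigma<\eta+(\frac{17}{30}-\eta)+(\frac{16}{30}-\eta)\le\frac9{10}$. So $\eta<\frac15$. We distinguish cases according to $\xi,\xi'$ and $s$.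

\emph{Subcase $\xi,\xi'<\frac12$.} The four numbers $\xi',\xi,\lambda_0,\lambda_1$ are less than $\frac12$ and have sum greater than $\frac95$, so each exceeds $\frac3{10}$ and $\xi'+\lambda_1>\frac45$. If $P'\ge4$, apply Lemma~\ref{lem:B} with $Q=\{x',x,0,1\}$ and base $(x',1)$: here $\gamma\le\frac15$, $\gamma_0=\frac1{P'}\le\frac14$, $\gamma_x=\frac1{s(P+1)}\le\frac14$, the total is at most $1.7$ and $2\gamma+\max\gamma_r\le\frac{13}{20}$, so $L$ is reducible. If $P'=3$, the nodes $x',x,0,1$ are $-3,-2,0,1$, a translate of $0,1,3,4$. On $0,1,3,4$ the coefficient vectors $(\frac13,\frac16,\frac16,\frac13)$ and $(\frac16,\frac13,\frac13,\frac16)$ have moments $1,2,7,26$ and $1,2,6,20$. Neither point fits, so one of $\xi',\lambda_1$ and one of $\xi,\lambda_0$ is less than $\frac13$, and the sum of the four numbers is less than $\frac53<\frac95$.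

\emph{Subcase $s\ge2$, $\xi\ge\frac12$.} Pack at $x$ with all rays, $U_{x'0}$, $U_{x'1}$ and chords $(0,y)$. The distances of $x',0,1,y$ are at least $2,2,3,5$. If $\varepsilon_{x'}\ge\frac1{10}$, then $\varepsilon_1<\frac1{15}$ and one of $\varepsilon_{x'},\varepsilon_0$ is less than $\frac18$, so $E<\frac58+\frac1{15}+\frac15<1$. If $\varepsilon_{x'}<\frac1{10}$, (R3) with $\delta=y\ge3$ gives $E<\frac1{10}+(\frac12+\frac1{15})+\frac13=1$.

\emph{Subcase $s\ge2$, $\xi'\ge\frac12$.} Pack at $x'$ with all rays and chords $(x,0)$. The distances of $x,0,1,y$ are at least $2,4,5,7$, and $E<(\frac12+\frac18)+\frac15+\frac17<1$.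

\emph{Subcase $s=1$, $\xi,\xi'\ge\frac12$.} Lemma~\ref{lem:H} for the edge $\{x',x\}$ gives $\lambda_0,\lambda_1,\eta<\frac16$, so $\xi+\xi'>\frac32$, and Lemma~\ref{lem:X} applies with $u=x$.

\emph{Subcase $s=1$, $\xi\ge\frac12>\xi'$.} Pack at $x$ with $U_{x'0},U_{x'1},U_{x'y}$, rays at $0,1,y$, chords $(0,y)$, and $V_1$ on $x',0,1$ if $P=2$. The distances of $x',0,1,y$ are $1$, $P$, $P+1$ and at least $P+3$. By (R2),
\[
\varepsilon_{x'}<\tfrac13\ \text{or}\ \varepsilon_0<\tfrac16;\qquad\varepsilon_{x'}<\tfrac14\ \text{or}\ \varepsilon_1<\tfrac1{12};\qquad\varepsilon_{x'}<\tfrac16\ \text{or}\ \varepsilon_y<\tfrac1{30}.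
\]
If $\frac13\le\varepsilon_{x'}<\frac12$, then $E<\frac12+\frac16+\frac1{12}+\frac1{30}<1$. If $\frac14\le\varepsilon_{x'}<\frac13$, then $E<\frac13+\frac12+\frac1{12}+\frac1{30}<1$. If $\varepsilon_{x'}<\frac14$ and $P\ge3$, then $E<\frac14+\frac13+\frac14+\frac16=1$. Let $P=2$. If $\frac16\le\varepsilon_{x'}<\frac14$, then $\varepsilon_0>1-\frac14-\frac13-\frac1{30}>\frac13$ and $\varepsilon_1>1-\frac14-\frac12-\frac1{30}>\frac16$, so $v_x+V_2$ fits. If $\varepsilon_{x'}<\frac16$, (R3) gives $\varepsilon_0+\varepsilon_y<\frac{17}{30}$, so $\varepsilon_1>1-\frac16-\frac{17}{30}>\frac14$; also $\varepsilon_0>1-\frac16-\frac13-\frac15>\frac16$. Since $V_1$ cannot be added, $\varepsilon_{x'}<\frac1{12}$, and $E<\frac1{12}+\frac{17}{30}+\frac13<1$.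

\emph{Subcase $s=1$, $\xi'\ge\frac12>\xi$.} Pack at $x'$ with rays at $0,1,y$, chords $(0,y)$, $(1,y)$, and $T_{134}$ on $x,0,1$ if $P=2$. The distances of $x,0,1,y$ are $1$, $P+1$, $P+2$ and at least $P+4$, and $\varepsilon_x<\frac12$. If $P\ge3$, (R3) for $(0,y)$ gives $E<\frac12+(\frac14+\frac1{21})+\frac15=\frac12+\frac{209}{420}<1$. If $P=2$, (R3) gives $\varepsilon_0+\varepsilon_y<\frac13+\frac1{18}=\frac7{18}$ and $\varepsilon_1+\varepsilon_y<\frac14+\frac1{12}=\frac13$. Since $T_{134}$ cannot be added, either $\varepsilon_x<\frac16$ and $E<\frac16+\frac7{18}+\frac14<1$; or $\varepsilon_0<\frac16$ and $E<\frac12+\frac16+\frac13=1$; or $\varepsilon_1<\frac1{12}$ and $E<\frac12+\frac7{18}+\frac1{12}<1$.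
\end{proof}

\subsection{Near the edge}

Use the unit edge $b=0$, $c=1$ and write $L=M[2,j,\ell_L]$ with $j=L(t)$. By Lemma~\ref{lem:free}, every $\psi\ge0$ on the outer nodes with $\sum\psi_r\mathrm{ev}_r=\ell_L$ comes from a representation of $L$. The reflection replaces $j$ by $2-j$, so we may assume $j\ge1$.

\medskip\noindent\textbf{The case $j\ge2$.} Take any five-node representation. By \eqref{eq:unitL}, $\alpha(\psi^L)\ge2-\lambda_1$, and left nodes contribute negatively, so the right nodes contribute at least $2-\lambda_1$. One unit at $y_1$ or $y_2$ adds at most $\frac12$ or $\frac13$ to $\alpha$. So with $\lfloor\psi_r^L\rfloor$ units at each right node $r$ we reach $\alpha>2-\lambda_1-\frac56>1-\lambda_1$. Add these units one at a time and stop when $\alpha_T\ge1-\lambda_1$. Then $\alpha_T<\frac32-\lambda_1\le1$. Each unit has $0\le\beta\le\alpha$ and $\beta\le\frac13$, so $0\le\beta_T<1-\lambda_1+\frac13<\lambda_0$, because $\lambda_0+\lambda_1>\frac32$ by Lemma~\ref{lem:claim}. So \eqref{eq:W}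 holds with $l=0$, a contradiction.

\medskip\noindent\textbf{The case $j=1$.} This is the situation of Example~\ref{ex:hole}, and here both nodes on each side are needed. The points $(r,r^2)$, $r\in\{x_1,x_2,y_1,y_2\}$, are the vertices of a convex quadrilateral. Let $\mathcal D_1$ be its triangulation by the diagonal $x_2y_2$, with triangles $x_2y_1y_2$ and $x_1x_2y_2$, and $\mathcal D_2$ the one by the diagonal $x_1y_1$, with triangles $x_1x_2y_1$ and $x_1y_1y_2$ (Figure~\ref{fig:quad}). A functional in the cone over the quadrilateral has a $\mathcal D_1$-representation and a $\mathcal D_2$-representation, each supported on the vertices of one triangle.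

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-3.5,2.4)--(-2.5,0)--(2.5,0)--(3.5,2.4)--cycle;
\draw (-2.5,0)--(3.5,2.4);
\draw[dashed] (-3.5,2.4)--(2.5,0);
\fill (-3.5,2.4) circle (2pt) node[left] {$x_1$};
\fill (-2.5,0) circle (2pt) node[left] {$x_2$};
\fill (2.5,0) circle (2pt) node[right] {$y_1$};
\fill (3.5,2.4) circle (2pt) node[right] {$y_2$};
\node at (0,0.4) {A}; \node at (0,1.8) {B}; \node at (2.2,1.05) {C}; \node at (-2.2,1.05) {D};
\end{tikzpicture}
\caption{The quadrilateral with vertices $(r,r^2)$ for the four outer nodes $r$, drawn schematically. The solid diagonal defines the triangulation $\mathcal D_1$, the dashed one $\mathcal D_2$. Each of the regions A--D is the intersection of a triangle of $\mathcal D_1$ with a triangle of $\mathcal D_2$.}\label{fig:quad}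
\end{figure}

\begin{lemma}\label{lem:quad}
Let $\ell$ be an integral functional of height one in the quadrilateral. Let $\alpha_1$ be the value of $\alpha$ on its $\mathcal D_1$-representation and $\beta_2$ the value of $\beta$ on its $\mathcal D_2$-representation. Then $\alpha_1\le0$ or $\beta_2\ge0$.
\end{lemma}

\begin{proof}
On a triangle let $g$ be the monic cubic vanishing at its three nodes. By \eqref{eq:recip}, $\alpha=-\ell(g[1,t])/g(1)$ and $\beta=-\ell(g[0,t])/g(0)$. We have $g(1)>0$ for $x_2y_1y_2$, $g(1)<0$ for $x_1x_2y_2$, $g(0)<0$ for $x_1x_2y_1$, and $g(0)>0$ for $x_1y_1y_2$. Let $m=\ell(t)\in\mathbb Z$ and suppose $\alpha_1>0>\beta_2$. In each region the two triangles share the side $uv$ of the quadrilateral, and we apply \eqref{eq:cubic} with this $u,v$.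

(A) $u,v=x_2,y_1$. Put $w=\ell((t-x_2)(t-y_1))\ge0$. Then $\alpha_1>0$ means $w<(y_2-1)(m+1-x_2-y_1)$, so $m\ge x_2+y_1$; and $\beta_2<0$ means $w-x_1(m-x_2-y_1)<0$, so $m<x_2+y_1$.

(B) $u,v=x_1,y_2$. Put $w=-\ell((t-x_1)(t-y_2))\ge0$. Then $\alpha_1>0$ means $w<(1-x_2)(m+1-x_1-y_2)$, so $m\ge x_1+y_2$; and $\beta_2<0$ means $w+y_1(m-x_1-y_2)<0$, so $m<x_1+y_2$.

(C) $u,v=y_1,y_2$. Put $w=\ell((t-y_1)(t-y_2))\ge0$ and $\rho=y_1+y_2-m$. The two conditions are $w<(1-x_2)(\rho-1)$ and $w>-x_1\rho$. The first gives $\rho>1$, and then $-x_1\ge1-x_2$ gives $-x_1\rho>(1-x_2)(\rho-1)>w$.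

(D) $u,v=x_1,x_2$. Put $w=\ell((t-x_1)(t-x_2))\ge0$ and $\rho=m-x_1-x_2$. The two conditions are $w>(y_2-1)(\rho+1)$ and $w<y_1\rho$. The second gives $\rho>0$, and then $y_2-1\ge y_1$ gives $y_1\rho<(y_2-1)(\rho+1)<w$.

Each case is contradictory.
\end{proof}

Take the $\mathcal D_1$-representation $\psi^L$ of $\ell_L$, supported on a triangle $\nabla$. It gives a five-node representation of $L$, so by Lemma~\ref{lem:claim} and \eqref{eq:unitL} we have $|\psi^L|<\frac12$ and $q:=\alpha(\psi^L)=1-\lambda_1\in(0,\frac12]$. By (S1), $\ell_L=\sum\ell_i$ with integral $\ell_i$ of height one in $\nabla$; all values of $\alpha$, $\beta$ and $|\cdot|$ below refer to representations on $\nabla$ unless stated otherwise. The $\ell_i$ with $\alpha(\ell_i)>0$ have total $\alpha$ at least $q$, each has $\alpha(\ell_i)\le\frac12$, and each has $\beta_2\ge0$ by Lemma~\ref{lem:quad}. Add them one at a time to obtain $T$ with $q\le\alpha_T<q+\frac12\le1$. Put $M=M[1,1,T]$ and $N=L-M=M[1,0,\ell_L-T]$. We show $M,N\in C(X)$.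

For $N$ use $\nabla$: $\alpha_N=q-\alpha_T\in(-\frac12,0]$ and $\beta_N=\alpha_N-|\ell_L-T|>-\frac12-\frac12$. The core coefficients in \eqref{eq:unit} are $-\alpha_N\ge0$ and $1+\beta_N\ge0$.

For $M$ we need a representation $\psi\ge0$ of $T$ with $\alpha\le1$ and $\beta\ge0$. If $\beta_T=\alpha_T-|T|\ge0$, the one on $\nabla$ will do. Otherwise move linearly from it towards the sum of the $\mathcal D_2$-representations of the chosen $\ell_i$, which has $\beta\ge0$, and stop when $\beta=0$. Four evaluations on $\mathbb R[t]_{\le2}$ satisfy exactly one linear relation, the divided difference $[x_1,x_2,y_1,y_2]$; so $\psi$ changes by a multiple $\nu$ of its coefficient vector. By \eqref{eq:recip} with the quartic $g=\prod(t-r)$, for which $g[c,t]$ is a monic cubic, the sum $\sum\psi_r/(r-c)$ changes by $-\nu/g(c)$. Therefore the change of $\alpha$ is the change of $\beta$ multiplied by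
\[
\frac{g(0)}{g(1)}=\frac{-x_1}{1-x_1}\cdot\frac{-x_2}{1-x_2}\cdot\frac{y_1}{y_1-1}\cdot\frac{y_2}{y_2-1}\in\Bigl(0,\ \frac32\cdot\frac43\Bigr]=(0,2].
\]
The change of $\beta$ is $|T|-\alpha_T>0$, so at the stopping point $\alpha\le\alpha_T+2(|T|-\alpha_T)<2|T|\le2|\psi^L|<1$. Hence $M\in C(X)$, $L$ is reducible, and $r\ne2$.

\section{A core of three consecutive integers}\label{sec:three}

Let $r=3$; the core is $\{0,1,2\}$ and the reflection is $t\mapsto2-t$. We measure distances from the middle node: $p=1-x_2$, $p'=1-x_1$, $q=y_1-1$, $q'=y_2-1$, so that $p'>p\ge3$ and $q'>q\ge3$. Projecting away the core now leaves a plane, and the problem becomes one about lattice points in a two-dimensional cone.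

\subsection{Coordinates adapted to the core}

Let $\varpi=t(t-1)(t-2)$. A functional $T$ on $\mathbb R[t]_{\le1}$ is given by $(h,s)=(T(1),T(t-1))$ and is integral if and only if $(h,s)\in\mathbb Z^2$. As $\varpi$ is negative at left nodes and positive at right nodes, we put $g_x=-\mathrm{ev}_x=(-1,1-x)$ for a left node $x$ and $g_y=\mathrm{ev}_y=(1,y-1)$ for a right node $y$. For $\psi\ge0$ on the outer nodes let $f_i(\psi)=\sum_\rho\psi_\rho/|\rho-i|$, $i=0,1,2$. If $M$ is a functional with $M(\varpi\,\cdot)=\sum\psi_\rho g_\rho$, then, as in Lemma~\ref{lem:free}, $M=\sum_\rho\frac{\psi_\rho}{|\varpi(\rho)|}v_\rho+\mu_0v_0+\mu_1v_1+\mu_2v_2$, and evaluation on $\varpi/(t-i)$ gives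
\begin{equation}\label{eq:core}
2\mu_0=M((t-1)(t-2))-f_0,\qquad\mu_1=f_1-M(t(t-2)),\qquad2\mu_2=M(t(t-1))-f_2 .
\end{equation}
Let $\ell_L=L(\varpi\,\cdot)$ and let $\Psi$ be the set of $\psi\ge0$ with $\sum\psi_\rho g_\rho=\ell_L$. By Lemma~\ref{lem:free}, every $\psi\in\Psi$ gives a representation of $L$ with core coefficients in $(0,1)$.

Let $e=(0,1)$. For a left node $x$ and a right node $y$ we have $e=(g_x+g_y)/(y-x)$, and in this representation
\begin{equation}\label{eq:e}
f_i(e)=\frac1{(i-x)(y-i)} .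
\end{equation}
Since $g_{x_1}=g_{x_2}+(p'-p)e$ and $g_{y_2}=g_{y_1}+(q'-q)e$, the cone of $g_{x_2}$ and $g_{y_1}$, the \emph{near cone}, contains all four vectors and hence $\ell_L$. This gives the \emph{near representation} of $L$ on $S=\{x_2,0,1,2,y_1\}$. Unless stated otherwise, $\lambda$ is the near representation. Write $\xi=\lambda_{x_2}$, $\eta=\lambda_{y_1}$, $\sigma=\xi+\eta$. The point $\frac12(v_0+v_2)$ lies in $\Lambda$, so $\lambda_0$ and $\lambda_2$ are not both at least $\frac12$.

\subsection{The outer coefficients are small}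

\begin{lemma}\label{lem:threek}
We have $\xi,\eta<\frac12$; if $\xi,\eta\ge\frac16$ then $\sigma<\frac{11}{24}$; and $k=2$.
\end{lemma}

\begin{proof}
If $\eta\ge\frac12$, pack at $y_1$ with all rays and chords $(2,0)$, $(2,x_2)$. The distances of $2,1,0,x_2$ are at least $2,3,4,6$, and $\varphi_2+\varphi_0<\frac32$, $\varphi_2+\varphi_{x_2}<\frac54$. So $E<\frac12\varphi_2+\frac13+\frac14(\frac32-\varphi_2)+\frac16(\frac54-\varphi_2)=\frac1{12}\varphi_2+\frac{11}{12}<1$. By reflection $\xi<\frac12$. The second claim is Lemma~\ref{lem:B} with $Q=S$ and base $(x_2,y_1)$, where $\gamma\le\frac16$, $\gamma_0,\gamma_2\le\frac18$, $\gamma_1\le\frac19$ and the total is less than $2$. The two claims give $\sigma<\frac23$.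

Let $k=3$, and by reflection $\lambda_0<\frac12$. Then $\lambda_1+\lambda_2>3-\frac23-\frac12=\frac{11}6$, so $\lambda_1,\lambda_2>\frac56$; and $\sigma>3-\frac12-2=\frac12$, so $\xi$ or $\eta$ exceeds $\frac14$. This contradicts Lemma~\ref{lem:H} for the edge $\{1,2\}$.
\end{proof}

\begin{lemma}\label{lem:sigma}
We have $\sigma\le\frac12$, that is, $\lambda_0+\lambda_1+\lambda_2\ge\frac32$.
\end{lemma}

\begin{proof}
Suppose $\sigma>\frac12$. By Lemma~\ref{lem:threek}, after a reflection, $\xi<\frac16$ and $\frac13<\eta<\frac12$, and $\lambda_0+\lambda_1+\lambda_2>\frac43$.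

Let first $y_1\ge5$. Apply Lemma~\ref{lem:B} with $Q=\{0,1,2,y_1\}$, where $\sum_Q\lambda=2-\xi>\frac{11}6$. For the base $(0,y_1)$: $\gamma\le\frac15$, $\gamma_1\le\frac14$, $\gamma_2\le\frac16$. For $(1,y_1)$: $\gamma\le\frac14$, $\gamma_0\le\frac15$, $\gamma_2\le\frac13$. For $(2,y_1)$: $\gamma\le\frac13$, $\gamma_0\le\frac1{10}$, $\gamma_1\le\frac14$. The totals are less than $1.8$, and $\eta>\gamma$ each time. Hence $\lambda_0<\max(\frac15,\frac{13}{20}-\eta)<\frac{19}{60}$, $\lambda_1<\max(\frac14,\frac56-\eta)=\frac56-\eta$ and $\lambda_2<\max(\frac13,\frac{11}{12}-\eta)=\frac{11}{12}-\eta$. So $\sum_Q\lambda<\frac{19}{60}+\frac74-\eta<\frac{26}{15}<\frac{11}6$, a contradiction.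

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c||c|c|c}
&coefficients&moments&&coefficients&moments\\\hline
$Z_1$&$0,\frac23,0,\frac13$&$2,6,22$&$Z_6$&$\frac38,0,\frac14,\frac38$&$2,7,26$\\[2pt]
$Z_2$&$\frac18,\frac13,\frac14,\frac7{24}$&$2,6,21$&$Z_7$&$\frac58,0,\frac14,\frac18$&$1,3,10$\\[2pt]
$Z_3$&$0,\frac13,\frac12,\frac16$&$2,5,15$&$Z_8$&$\frac34,0,0,\frac14$&$1,4,16$\\[2pt]
$Z_4$&$\frac14,0,\frac12,\frac14$&$2,6,20$&$Z_9$&$\frac12,\frac13,0,\frac16$&$1,3,11$\\[2pt]
$Z_5$&$\frac18,0,\frac34,\frac18$&$2,5,14$&$Z_{10}$&$\frac14,\frac13,0,\frac5{12}$&$2,7,27$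
\end{tabular}
\caption{Lattice points of degree one on the nodes $0,1,2,4$: coefficients of $v_0,v_1,v_2,v_4$ and values on $t,t^2,t^3$.}\label{tab:points}
\end{table}

Let $y_1=4$. The points of Table~\ref{tab:points} lie in $\Lambda$ by Lemma~\ref{lem:integral}, and none of them fits. From $Z_1$ we get $\lambda_1<\frac23$, and from $Z_2$ that $\lambda_0<\frac18$ or $\lambda_1<\frac13$ or $\lambda_2<\frac14$.

\emph{$\lambda_0<\frac18$.} Then $\lambda_1+\lambda_2>\frac{29}{24}$ and $\lambda_2>\frac{13}{24}$; $Z_3$ gives $\lambda_1<\frac13$, so $\lambda_2>\frac78$. At the node $2$ the distances of $x_2$ and $y_1$ are $p+1$ and $2$. Let $D=mU_{x_2y_1}$ with $m=\lceil2(p+1)(1-\lambda_2)\rceil$. Its mass $\frac m{2(p+1)}$ lies in $[1-\lambda_2,1]$. Its coefficient at $x_2$ is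
\[
\frac m{(p+1)(p+3)}<\frac{2(1-\lambda_2)}{p+3}+\frac1{(p+1)(p+3)}\le\frac{1-\lambda_2}3+\frac1{24}<\xi,
\]
because $\xi>2-\frac12-\frac18-\frac13-\lambda_2=\frac1{24}+(1-\lambda_2)$. Its coefficient at $y_1$ is $\frac m{2(p+3)}<(1-\lambda_2)+\frac1{12}<\frac18+\frac1{12}<\eta$. So $v_2+D$ fits by \eqref{eq:movefit}.

\emph{$\lambda_0\ge\frac18$, $\lambda_1<\frac13$.} Then $\lambda_0+\lambda_2>1$. If $\lambda_2\ge\frac12$, $Z_4$ gives $\lambda_0<\frac14$, so $\lambda_2>\frac34$ and $Z_5$ fits. So $\lambda_2<\frac12<\lambda_0$. If $\lambda_2\ge\frac14$, $Z_6$ gives $\eta<\frac38$, so $\lambda_0+\lambda_2>2-\frac38-\frac16-\frac13=\frac98$, $\lambda_0>\frac58$, and $Z_7$ fits. If $\lambda_2<\frac14$, then $\lambda_0>\frac34$ and $Z_8$ fits.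

\emph{$\lambda_1\ge\frac13$, $\lambda_2<\frac14$.} Then $\lambda_0>\frac43-\frac14-\frac23=\frac5{12}$. Now $Z_9$ gives $\lambda_0<\frac12$ and $Z_{10}$ gives $\eta<\frac5{12}$, so $\lambda_1>2-\frac5{12}-\frac16-\frac14-\frac12=\frac23$, a contradiction.
\end{proof}

\subsection{Integer invariants and candidate summands}

Define integers $m_0,J,m_2$ by $L((t-1)(t-2))=m_0+1$, $L(t(t-2))=J$, $L(t(t-1))=m_2+1$. From $(t-1)(t-2)-2t(t-2)+t(t-1)=2$ and $t(t-1)-(t-1)(t-2)=2(t-1)$ we get
\begin{equation}\label{eq:m}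
m_0+m_2=2J+2,\qquad L(t-1)=\tfrac12(m_2-m_0).
\end{equation}
Put $a_0=1-2\lambda_0$ and $a_2=1-2\lambda_2$; both lie in $(-1,1)$. By \eqref{eq:core}, for every $\psi\in\Psi$ and the corresponding core coefficients,
\begin{equation}\label{eq:f}
f_0=m_0+a_0,\qquad f_1=J+\lambda_1,\qquad f_2=m_2+a_2 .
\end{equation}
As $f_i\ge0$, we have $J,m_0,m_2\ge0$.

The point $L$ is concentrated on the core, so we look for summands centered at the middle node. The polynomials $1,t,t(t-1),\varpi,t\varpi$ form a basis of $\mathbb Z[t]_{\le4}$. For an integer $n\ge0$ and $T\in\mathbb Z^2$ let $M^{n,T}\in\Lambda$ have the values $1,1,n+1$ on $1,t,t(t-1)$ and $M^{n,T}(\varpi\,\cdot)=T$. Its values on $(t-1)(t-2)$ and $t(t-2)$ are $n+1$ and $n$, so by \eqref{eq:core} its core coefficients are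
\begin{equation}\label{eq:cand}
\tfrac12\bigl(n+1-f_0(T)\bigr),\qquad f_1(T)-n,\qquad\tfrac12\bigl(n+1-f_2(T)\bigr).
\end{equation}

\subsection{The case $J=0$}

Here $m_0+m_2=2$, and $f_1=\lambda_1<1$ on all of $\Psi$. The unbalanced values $(m_0,m_2)=(0,2),(2,0)$ are excluded with the help of the far nodes $x_1,y_2$.

\begin{lemma}\label{lem:G}
If $f_1<1$ in the near representation, some $\psi\in\Psi$ has $f_2(\psi)\le1$.
\end{lemma}

\begin{proof}
Let $\ell_L=(h,s)$, $d=p'-p\ge1$, $d'=q'-q\ge1$.

Let $h=i\ge0$. Then $\ell_L=ig_{y_1}+je$ with an integer $j$, and $j\ge0$ as $\ell_L$ lies in the near cone. By \eqref{eq:e}, $f_1=\frac iq+\frac j{pq}<1$, so $ip+j<pq$ and $i\le q-1$. If $j\le id'$, take $\psi_{y_1}=i-\frac j{d'}$ and $\psi_{y_2}=\frac j{d'}$; then $f_2\le\frac i{q-1}\le1$. If $j>id'$, write $\ell_L=ig_{y_2}+(j-id')e$ with $e$ represented on $x_1,y_2$. Then $f_2=\frac{i(p'+1)+j-id'}{(p'+1)(q'-1)}$, and the numerator is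
\[
(ip+j)+i(d+1-d')\le pq+(q-1)(d+1)\le(p+d+1)q\le(p'+1)(q'-1).
\]

Let $h=-i<0$. Then $\ell_L=ig_{x_2}+je$ with an integer $j\ge0$, and $f_1=\frac ip+\frac j{pq}<1$ gives $iq+j<pq$ and $i<p$. If $j\le id$, take $\psi_{x_2}=i-\frac jd$ and $\psi_{x_1}=\frac jd$; then $f_2\le\frac i{p+1}<1$. If $j>id$, write $\ell_L=ig_{x_1}+(j-id)e$ with $e$ represented on $x_1,y_2$. Then $f_2=\frac{i(q'-1)+j-id}{(p'+1)(q'-1)}$, and the numerator is $(iq+j)+i(d'-1-d)\le pq+p(d'-1)=p(q'-1)$.
\end{proof}

If $m_2=2$, the $\psi$ of Lemma~\ref{lem:G} has $2\lambda_2=3-f_2\ge2$, contrary to (F1). By reflection $m_0\ne2$. So $m_0=m_2=1$, and we cut $L$ into two nearly equal halves. In the near representation $f_0,f_2\le\frac32f_1<\frac32$, because each outer node is at distance at least $3$ from $1$, and its distances from $0$ and $2$ are smaller by at most $1$. As in the proof of Lemma~\ref{lem:G}, $\ell_L=ig+je$ with $g\in\{g_{x_2},g_{y_1}\}$, integers $i,j\ge0$ and $e$ represented on $x_2,y_1$. The values of $f_0,f_2$ are at most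 $\frac12$ on $g$ and at most $\frac18$ on $e$. Put $T=\lfloor\frac i2\rfloor g+\lceil\frac j2\rceil e$ and $T'=\ell_L-T=\lceil\frac i2\rceil g+\lfloor\frac j2\rfloor e$. Then $f_0,f_2$ are less than $\frac34+\frac1{16}$ on $T$ and less than $\frac34+\frac14$ on $T'$. We have $L=M^{0,T}+M^{0,T'}$, since both sides have the values $2,2,2$ on $1,t,t(t-1)$ by \eqref{eq:m}, and both summands lie in $C(S)$ by \eqref{eq:cand}. So $L$ is reducible, and $J\ge1$.

\subsection{A criterion for $J\ge1$}

From now on only the near representation is used, and by reflection $\lambda_0<\frac12$, that is, $0<a_0<1$. If $T=(h,s)=\psi_xg_{x_2}+\psi_yg_{y_1}$, then $\psi_x=\frac{s-qh}{p+q}$ and $\psi_y=\frac{s+ph}{p+q}$. Put $F=s+h(p-q)$; the pair $(h,F)$ runs through $\mathbb Z^2$ with $(h,s)$. Let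
\[
N_0=(p-1)(q+1),\qquad N_1=pq,\qquad N_2=(p+1)(q-1),\qquad N_0+N_2=2pq-2 .
\]
Then $f_1=\frac{\psi_x}p+\frac{\psi_y}q=\frac{s(p+q)+h(p^2-q^2)}{pq(p+q)}=\frac F{N_1}$. Replacing $(p,q,s)$ by $(p-1,q+1,s+h)$ and by $(p+1,q-1,s-h)$ gives the formulas for $f_0$ and $f_2$:
\begin{equation}\label{eq:F}
f_0=\frac{F-h}{N_0},\quad f_1=\frac F{N_1},\quad f_2=\frac{F+h}{N_2};\qquad\text{near cone: }\ -(p-1)\frac{F-h}{N_0}\le h\le(q+1)\frac{F-h}{N_0}.
\end{equation}
(The near cone is given by $\psi_x,\psi_y\ge0$, that is, $F\ge ph$ and $F\ge-qh$; subtract $h$ on both sides.) Put $A_0=N_0a_0$, $A_1=N_1\lambda_1$, $A_2=N_2a_2$. By \eqref{eq:f} and \eqref{eq:F}, with $(h_L,F_L)$ the coordinates of $\ell_L$,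
\begin{equation}\label{eq:A}
A_0=F_L-h_L-m_0N_0,\qquad A_1=F_L-JN_1,\qquad A_2=F_L+h_L-m_2N_2 .
\end{equation}
So these are integers, $0<A_0<N_0$, $A_1>0$, $A_2<N_2$, and
\begin{equation}\label{eq:Aid}
2A_1-A_0-A_2=m_0N_0+m_2N_2-2JN_1 .
\end{equation}
By \eqref{eq:cand}, $M^{n,T}$ fits if $T$ and $\ell_L-T$ lie in the near cone and
\begin{equation}\label{eq:window}
f_0(T)\in[n+a_0,n+1],\qquad f_1(T)\in[n,n+\lambda_1],\qquad f_2(T)\in[n+a_2,n+1].
\end{equation}
This asks for a lattice point in a small polygon. Because $A_0$ is an integer, the side $f_0(T)=n+a_0$ of this polygon lies on a lattice line; on it, $M^{n,T}$ uses up all of $\lambda_0$. We search on this line, where each condition becomes an interval for a single integer.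

\begin{lemma}\label{lem:eight}
Suppose $A_2\le A_0$ and put $u=(p-1)a_0-p\lambda_1$. Then $L$ is reducible if some integer $n\ge0$ satisfies
\begin{enumerate}
\item[(i)] $n\ge u$;
\item[(ii)] $n\le m_0$ and $n\le m_0(q+1)-Jq$;
\item[(iii)] $(m_2-1+a_2)(q-1)+2n\le m_0(q+1)$;
\item[(iv)] $m_0(p-1)+2n\le m_2(p+1)$;
\item[(v)] $A_0+A_2\le2A_1+2n$;
\item[(vi)] if $n>0$, then $2n\le N_2+A_0$ and $n\le p(J+\lambda_1)-m_0(p-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $z\in\mathbb Z$ let $T$ have coordinates $h=n(q-p)+z$ and $F=nN_0+A_0+h=n(pq-1)+A_0+z$. Then $f_0(T)=n+a_0$, $F+h=nN_2+A_0+2z$, and $\ell_L-T$ has first coordinate $h_L-h$ and $f_0(\ell_L-T)=m_0-n$. By \eqref{eq:F}, the remaining conditions are $z_i^-\le z\le z_i^+$ for $i=1,\dots,4$, where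
\[
\begin{array}{lll}
T\text{ in the cone:}&z_1^-=-n(q-1)-\frac{A_0}{q+1},&z_1^+=n(p+1)+\frac{A_0}{p-1},\\[3pt]
f_1(T):&z_2^-=n-A_0,&z_2^+=n+A_1-A_0,\\[3pt]
f_2(T):&z_3^-=\frac12(A_2-A_0),&z_3^+=\frac12(N_2-A_0),\\[3pt]
\ell_L-T\text{ in the cone:}&z_4^-=h_L-m_0(q+1)+n(p+1),&z_4^+=h_L+m_0(p-1)-n(q-1).
\end{array}
\]
It suffices that every interval $[z_i^-,z_j^+]$ contains an integer, for then $\max\lceil z_i^-\rceil\le\min\lfloor z_j^+\rfloor$. For $n=0$ we have $z_2^-\le z_1^-$, and $z_2^-$ can be ignored. We write $(i,j)$ for the pair $z_i^-,z_j^+$.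

Consider first the pairs with $i,j\in\{1,3\}$. For $(1,1)$ and $(3,1)$ the interval contains $0$; here $A_2\le A_0$ is used. For $(3,3)$ both ends lie in $\frac12\mathbb Z$ and differ by $\frac12(N_2-A_2)\ge\frac12$, so the interval contains two consecutive elements of $\frac12\mathbb Z$. For $(1,3)$ the length is at least $\frac12\bigl(N_2-A_0\frac{q-1}{q+1}\bigr)>\frac12\bigl((p+1)-(p-1)\bigr)(q-1)>1$.

In all other pairs one end is an integer, and we need only $z_i^-\le z_j^+$. From \eqref{eq:A} we use $F_L-h_L=A_0+m_0N_0$, $2h_L=A_2-A_0+m_2N_2-m_0N_0$ and $A_1-A_0=h_L+m_0N_0-JN_1$.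
\begin{itemize}
\item $(1,2)$ reads $\frac q{q+1}A_0-A_1\le nq$; the left side is $qu$, so this is (i).
\item $(1,4)$, multiplied by $q+1$, reads $(q+1)h_L+m_0N_0+A_0\ge0$, that is, $F_L\ge-qh_L$; and $(4,1)$, multiplied by $p-1$, reads $(p-1)h_L\le m_0N_0+A_0$, that is, $F_L\ge ph_L$. Both hold because $\ell_L$ lies in the near cone.
\item $(2,1)$ and $(2,2)$ hold because $A_0,A_1\ge0$.
\item $(2,3)$ reads $2n\le N_2+A_0$, and $(2,4)$ reads $nq\le h_L+A_0+m_0(p-1)=F_L-m_0(p-1)q$ with $F_L=pq(J+\lambda_1)$. These are (vi).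
\item $(3,2)$ is (v).
\item $(3,4)$ reads $0\le m_2N_2-m_0N_0+2m_0(p-1)-2n(q-1)=(q-1)\bigl(m_2(p+1)-m_0(p-1)-2n\bigr)$, which is (iv).
\item $(4,2)$ reads $np\le m_0(q+1)+m_0N_0-JN_1=p\bigl(m_0(q+1)-Jq\bigr)$, and $(4,4)$ reads $n(p+q)\le m_0(p+q)$. These are (ii).
\item $(4,3)$ reads $A_2+(m_2-1)N_2+2n(p+1)\le m_0N_0+2m_0(q+1)=m_0(p+1)(q+1)$; divided by $p+1$, this is (iii). \qedhere
\end{itemize}
\end{proof}

To apply the lemma we must locate $m_0$ and $m_2$ relative to $J$. Since $\psi_{x_2}=\xi(p-1)p(p+1)$ and $\psi_{y_1}=\eta(q-1)q(q+1)$ for $\ell_L$, we have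
\[
f_0=\xi p(p+1)+\eta q(q-1),\qquad f_1=\xi(p^2-1)+\eta(q^2-1),\qquad f_2=\xi p(p-1)+\eta q(q+1).
\]
With $\hat\xi=\xi(p+1)$ and $\hat\eta=\eta(q-1)$ this gives
\begin{equation}\label{eq:hat}
f_1=\hat\xi(p-1)+\hat\eta(q+1),\qquad f_0-f_1=\hat\xi-\hat\eta,\qquad f_2-f_1=\eta(q+1)-\xi(p-1),
\end{equation}
and, comparing the $\xi$-terms and the $\eta$-terms separately,
\begin{equation}\label{eq:term}
(q-1)f_2\le qf_1,\qquad(p-1)f_0\le pf_1,\qquad(p-1)f_0\le(p+1)f_2 .
\end{equation}
Together with $f_1<J+1$, the first two inequalities yield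
\begin{equation}\label{eq:unbal}
m_2=J+2\ \Rightarrow\ (1+a_2)(q-1)<J+1,\qquad m_0=J+2\ \Rightarrow\ (1+a_0)(p-1)<J+1;
\end{equation}
for instance, $(J+2+a_2)(q-1)<(J+1)q$ is the first conclusion.

\subsection{The case $J\ge1$, $\lambda_2<\frac12$}

Now $a_0,a_2>0$, and Lemma~\ref{lem:sigma} gives $\lambda_1>\frac12$, $\lambda_0+\lambda_1>1$, $\lambda_1+\lambda_2>1$. These hypotheses are symmetric, and the reflection exchanges $A_0$ and $A_2$, so we may assume $A_2\le A_0$.

We claim $\xi<\frac3{2p}$ and $\eta<\frac3{2q}$. Suppose $\xi\ge\frac3{2p}$. At the node $1$ let $R=\lceil p(1-\lambda_1)\rceil\in[1,p]$ and let $D$ be the sum of one ray at $x_2$ and $R-1$ copies of $U_{x_2,2}$. Its mass $\frac Rp$ lies in $[1-\lambda_1,1]$; its coefficient at $2$ is $\frac{R-1}{p+1}<1-\lambda_1<\lambda_2$; its coefficient at $x_2$ is $\frac1p+\frac{R-1}{p(p+1)}<\frac1p+\frac1{2(p+1)}<\frac3{2p}$. So $v_1+D$ fits. The mirror image of this argument bounds $\eta$.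

Hence $\xi(p+1),\eta(q+1)<2$ and $\xi(p-1),\eta(q-1)<\frac32$, so $f_0-f_1$ and $f_2-f_1$ lie in $(-\frac32,2)$. Moreover $\lambda_1-a_0=\lambda_1+2\lambda_0-1\ge\frac12+\lambda_0-\lambda_2>0$, likewise $\lambda_1-a_2\ge\frac12+\lambda_2-\lambda_0>0$, and both numbers are less than $1$. By \eqref{eq:f}, $m_0-J=f_0-f_1+\lambda_1-a_0$ and $m_2-J=f_2-f_1+\lambda_1-a_2$ lie in $(-\frac32,3)$. Their sum is $2$, so $(m_0-J,m_2-J)$ is $(0,2)$, $(1,1)$ or $(2,0)$.

Apply Lemma~\ref{lem:eight} with $n=0$. Condition (i) holds since $\lambda_1>a_0$, and (ii) since $m_0\ge J$. Condition (iii) holds if $m_2\le m_0$, as $a_2<1$; for $(0,2)$ it reads $(1+a_2)(q-1)\le2J$, which follows from \eqref{eq:unbal} and $J\ge1$. Condition (iv) holds if $m_0\le m_2$; for $(2,0)$ it reads $p-1\le J$, which follows from \eqref{eq:unbal}. For (v), Lemma~\ref{lem:sigma} gives $a_0+a_2\le2\lambda_1-1\le\lambda_1$, and $N_0,N_2\le2pq$, so $A_0+A_2\le2pq\lambda_1=2A_1$. So $L$ is reducible.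

\subsection{The case $J\ge1$, $\lambda_2\ge\frac12$}

Now $a_2\le0<a_0$, so $A_2\le0<A_0$, and $\lambda_1+\lambda_2\ge\frac32-\lambda_0>1$.

\emph{Claim: $\hat\xi<2$.} Otherwise use \eqref{eq:W} for the edge $b=1$, $c=2$ with $l=-2$ and $i=\lceil p(2-\lambda_1)\rceil$ units at $x_2$, where $w=p$. The conditions are $p+1\le i\le(p+1)(1+\lambda_2)$, $p(2-\lambda_1)\le i\le2p$ and $i\le p\hat\xi$. They hold, since $p<p(2-\lambda_1)<2p\le p\hat\xi$ and $(p+1)(1+\lambda_2)-p(2-\lambda_1)-1=p(\lambda_1+\lambda_2-1)+\lambda_2>0$.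

\emph{Claim: $\hat\eta<\frac32$.} Otherwise, at the node $2$, with $w=q-1$ and $R=\lceil w(1-\lambda_2)\rceil\in[1,w]$, let $D$ be the sum of one ray at $y_1$ and $R-1$ copies of $U_{1,y_1}$. Its mass $\frac Rw$ lies in $[1-\lambda_2,1]$; its coefficient at $1$ is $\frac{R-1}{w+1}<1-\lambda_2<\lambda_1$; its coefficient at $y_1$ is $\frac1w+\frac{R-1}{w(w+1)}<\frac1w+\frac1{2(w+1)}<\frac3{2w}\le\eta$. So $v_2+D$ fits.

\emph{Claim: $J\le pq-1$ and $J\le N_2$.} We bound $f_1>J$. By \eqref{eq:hat}, $f_1<\Theta:=2(p-1)+\frac32(q+1)$. We have $pq-1-\Theta=(p-\frac32)(q-2)-\frac72\ge0$ unless $(p,q)$ is $(3,3)$, $(4,3)$ or $(3,4)$; in these cases $f_1\le\sigma\max(p^2-1,q^2-1)\le\frac{15}2<pq-1$. Further $N_2-\Theta=(p-\frac12)(q-3)-2\ge0$ if $q\ge4$, and for $q=3$ we have $f_1<2(p-1)+8\eta<2p+2=N_2$.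

Let $\kappa=\lambda_1-a_0=2\lambda_0+\lambda_1-1$. As $\lambda_0+\lambda_1\ge\frac32-\lambda_2>\frac12$, we have $-\frac12<\kappa<1$. By \eqref{eq:f} and \eqref{eq:hat},
\begin{equation}\label{eq:kappa}
m_0-J=\hat\xi-\hat\eta+\kappa\in(-2,3),\qquad u=-p\kappa-a_0 ,
\end{equation}
so $m_0-J\in\{2,1,0,-1\}$. Two observations serve in several subcases. If $u\le0$, then $A_0=(q+1)(p-1)a_0\le(q+1)p\lambda_1\le2A_1$, so (i) and (v) hold for $n=0$. If $u>0$, then $\kappa<0$; we put $\bar\kappa=-\kappa=a_0-\lambda_1\in(0,\frac12)$, so that $u=p\bar\kappa-a_0<\frac p2$, and $n=\lceil u\rceil$ satisfies (i) and $2n<p+2\le N_2$, the first half of (vi).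

\medskip\emph{Subcase $m_0=J+2$, $m_2=J$.} Here $\kappa=2-\hat\xi+\hat\eta>0$, so $u<0$; take $n=0$. Conditions (ii) and (iii) hold as $m_0>J=m_2$. Condition (iv) follows from $(m_0+a_0)(p-1)\le(m_2+a_2)(p+1)$ in \eqref{eq:term} and $a_0>0\ge a_2$.

\medskip\emph{Subcase $m_0=m_2=J+1$.} For any $n\le J$, condition (ii) reads $n\le J+1$, $n\le J+q+1$ and holds; (iii) holds as $(J+a_2)(q-1)+2n\le J(q+1)$; and (iv) reads $n\le J+1$ and holds. So if $u\le0$, take $n=0$. Let $u>0$; then $\hat\xi=1+\hat\eta+\bar\kappa$. Suppose first $\lambda_1<\frac1p$. Then $\xi\ge\frac1{p+1}$ and, since $a_0>\lambda_1$,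
\[
\lambda_2\ge\tfrac32-\lambda_0-\lambda_1=1+\tfrac12a_0-\lambda_1>1-\tfrac12\lambda_1>1-\tfrac1{2p}>\tfrac p{p+1},
\]
so the lattice point $\frac1{p+1}v_{x_2}+\frac p{p+1}v_2$ of the edge from $v_2$ to $v_{x_2}$ fits. Now let $\lambda_1\ge\frac1p$, and let $\bar n=p(J+\lambda_1)-(J+1)(p-1)=J-(p-1)+p\lambda_1<J+1$ be the second bound in (vi). By \eqref{eq:hat}, $J+\lambda_1=(p-1)(1+\bar\kappa)+\hat\eta(p+q)$, so $\bar n=(p-1)(\bar\kappa+\lambda_1)+\hat\eta(p+q)$, while $u=(p-1)\bar\kappa-\lambda_1$. Thus $\bar n-u=p\lambda_1+\hat\eta(p+q)\ge1$, and $n=\lceil u\rceil$ satisfies $n\le\bar n$ and $n\le J$. Condition (v) holds because \eqref{eq:Aid} gives $2A_1-A_0-A_2=(J+1)(2pq-2)-2Jpq=2(pq-1-J)\ge0$.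

\medskip\emph{Subcase $m_0=J$, $m_2=J+2$.} Condition (iii) reads $n\le\bar n:=J-\frac12(1+a_2)(q-1)$, and $0\le\frac{J-1}2<\bar n\le J$ by \eqref{eq:unbal}. Let $n\le\bar n$. Then (ii) reads $n\le J$; (iv) holds as $J(p-1)+2n\le J(p+1)$; (v) holds because \eqref{eq:Aid} gives $2A_1-A_0-A_2=J(2pq-2)+2N_2-2Jpq=2(N_2-J)\ge0$; and the second bound in (vi) is $J+p\lambda_1\ge n$. If $u\le0$, take $n=0$. If $u>0$, it remains to show $\bar n-u\ge1$. Now $\hat\xi=\hat\eta+\bar\kappa$. By \eqref{eq:m}, $L(t-1)=1$, that is, $\eta q-\xi p=G:=1+\lambda_0-\lambda_2>0$. Insert $\eta=\frac{\hat\eta}{q-1}$, $\xi=\frac{\hat\eta+\bar\kappa}{p+1}$ and multiply by $(p+1)(q-1)$ to get $\hat\eta(p+q)=(q-1)\bigl(G(p+1)+\bar\kappa p\bigr)$. With $J+\lambda_1=\hat\eta(p+q)+(p-1)\bar\kappa$ from \eqref{eq:hat} and $\frac12(1+a_2)=1-\lambda_2=G-\lambda_0$ we obtain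
\[
\bar n-u=(q-1)(Gp+\lambda_0+\bar\kappa p)+(a_0-\lambda_1-\bar\kappa)=(q-1)(Gp+\lambda_0+u+a_0)>2(\lambda_0+a_0)=2(1-\lambda_0)>1 .
\]

\medskip\emph{Subcase $m_0=J-1$, $m_2=J+3$.} Now $L(t-1)=2$: the point $L$ leans towards $y_1$, and summands centered at $1$ are the wrong choice. We use \eqref{eq:W} for the edge $b=1$, $c=2$ with $i$ units at $y_1$, where $w=q-1\ge2$. From $L(t-1)=2$ we have
\begin{equation}\label{eq:eta}
\eta(w+1)=2-\lambda_2+\lambda_0+\xi p ,
\end{equation}
so the number of available units is $\psi'=\eta w(w+1)=w(2-\lambda_2+\lambda_0+\xi p)>w$.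

Take $l=0$ and $i_0=\lceil w(1-\lambda_2)\rceil\le\lceil\frac w2\rceil\le w$. All conditions hold except possibly $i_0\le(w+1)\lambda_1$. So $i_0>(w+1)\lambda_1$, and in particular $\lambda_1<\frac12$. Take $l=1$ and $i_1=\lceil w(2-\lambda_2)\rceil$. Then $w+1\le i_1\le2w$, and $i_1\le(w+1)(1+\lambda_1)$ because $(w+1)(1+\lambda_1)-w(2-\lambda_2)-1=w(\lambda_1+\lambda_2-1)+\lambda_1>0$. All conditions hold except possibly $i_1\le\psi'$. So $\psi'<w(2-\lambda_2)+1$, and hence $w\lambda_0<1$.

If $w\ge4$, Lemma~\ref{lem:sigma} gives $(w+1)\lambda_1\ge(w+1)(\frac12-\frac1w)+w(1-\lambda_2)\ge1+w(1-\lambda_2)>i_0$, a contradiction. If $w=3$, then $y_1=5$, $\lambda_0<\frac13$, and $\lambda_2\ge\frac32-\lambda_0-\lambda_1>\frac23$. So $i_0=1$, $\lambda_1<\frac14$, $\lambda_0>\frac14$, and \eqref{eq:eta} gives $\eta>\frac5{16}$. The point $\frac15v_0+\frac23v_2+\frac2{15}v_5$, with moments $1,2,6$, fits. If $w=2$, then $y_1=4$, $i_0=1$, $\lambda_1<\frac13$, $\lambda_0>\frac16$, and \eqref{eq:eta} gives $\eta>\frac7{18}$.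 If $\lambda_0\ge\frac14$, the point $Z_4$ of Table~\ref{tab:points} fits; otherwise $\lambda_2>\frac32-\frac14-\frac13=\frac{11}{12}$ and $Z_5$ fits.

\medskip So $r\ne3$. With Sections~\ref{sec:four}, \ref{sec:one} and \ref{sec:two}, all cases of Proposition~\ref{prop:shape} are excluded. There is no minimal counterexample, (3)$\Rightarrow$(1) holds, and together with Proposition~\ref{prop:holes} this proves Theorem~\ref{thm:main}.

\section{Dimension three}\label{sec:dimthree}

A three-dimensional cyclic simplex, whatever its gaps, is a facet of a four-dimensional cyclic polytope that satisfies (3).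

\begin{proof}[Proof of Corollary~\ref{cor:three}]
Let $a<b<c<d$ be integers and $X=\{a-3,a-2,a,b,c,d,d+2,d+3\}$. This set is good, so by Theorem~\ref{thm:main} every $L\in C(X)\cap\Lambda$ is a sum of elements of $C(X)\cap\Lambda$ of degree $1$. The polynomial $(t-a)(t-b)(t-c)(t-d)$ is positive at the other four nodes. If $L\in C(\{a,b,c,d\})$, then $L$ vanishes on this polynomial, hence so do all summands, and they lie in $C(\{a,b,c,d\})$. By Lemma~\ref{lem:integral}, a combination of the evaluations at $a,b,c,d$ is integral on $\mathbb Z[t]_{\le4}$ if and only if it is integral on $\mathbb Z[t]_{\le3}$. So restriction to $\mathbb R[t]_{\le3}$ identifies $C(\{a,b,c,d\})\cap\Lambda$ with the set of lattice points of the cone over $C_3(a,b,c,d)$, preserving degrees, and $C_3(a,b,c,d)$ is normal. Finally, by Carath\'eodory's theorem every lattice point of the cone over $C_3(\tau_1,\dots,\tau_n)$ lies in the cone over a simplex $C_3(a,b,c,d)$ with $a,b,c,d$ among the $\tau_i$, and is therefore a sum of lattice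 points of degree $1$ of that cone.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HHKO}
Takayuki Hibi, Akihiro Higashitani, Lukas Katth\"an and Ryota Okazaki,
\emph{Normal cyclic polytopes and cyclic polytopes that are not very ample},
arXiv:1202.6117 (2012).

\end{thebibliography}
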